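\title{The classifying space of the $\tau$-cluster morphism category is aspherical}

\begin{abstract}
Let $\Lambda$ be a $\tau$-tilting finite algebra. We prove that the classifying space of the $\tau$-cluster morphism category $\mathfrak{W}(\Lambda)$ is an Eilenberg--MacLane space $K(G(\Lambda),1)$ for the picture group $G(\Lambda)$; in particular the two have isomorphic integral cohomology rings. The proof passes through the monoid $M$ generated by the bricks of $\Lambda$ subject to the path relations of the lattice of torsion classes. This monoid is cancellative, has no nontrivial units, each of its elements has finitely many divisors, and on both sides it has conditional least common multiples and satisfies the $3$-Ore condition. We show that a monoid with all of these properties has an aspherical classifying space and embeds in its group completion, and that $B\mathfrak{W}(\Lambda)\simeq BM$. As by-products, $\mathfrak{W}(\Lambda)$ has a faithful functor to $G(\Lambda)$, the picture groups of the objects of $\mathfrak{W}(\Lambda)$ embed in $G(\Lambda)$, and $G(\Lambda)$ is torsion-free of cohomological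 dimension at most the number of simple modules.
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Conventions}
Algebras are finite-dimensional basic algebras over a field $k$, and $\mathsf{mod}\,\Lambda$ is the category of finitely generated right $\Lambda$-modules. A \emph{module category} is an abelian category $\mathcal{A}$ equivalent to $\mathsf{mod}\,\Gamma$ for some such algebra $\Gamma$; we write $\mathsf{proj}\,\mathcal{A}$ for its projective objects and $\tau_{\mathcal{A}}$ for its Auslander--Reiten translate. The translate enters the proofs only through the facts (F1)--(F3) of Section~\ref{sec:facts}. For a module or a class of modules $\mathcal{X}$ put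
\[
\mathcal{X}^{\perp}=\{Y:\mathrm{Hom}(\mathcal{X},Y)=0\},\qquad {}^{\perp}\mathcal{X}=\{Y:\mathrm{Hom}(Y,\mathcal{X})=0\}.
\]
The class $\mathsf{Fac}\,Z$ consists of the quotients of finite direct sums of copies of $Z$, and $\mathsf{Filt}(\mathcal{X})$ consists of the modules, including $0$, that have a finite filtration whose successive quotients are isomorphic to members of $\mathcal{X}$. A \emph{brick} is a module whose endomorphism ring is a division ring; isomorphic bricks are identified. A full subcategory is \emph{wide} if it is closed under kernels, cokernels and extensions. The \emph{rank} $\mathrm{rk}(X)$ is the number of isomorphism classes of indecomposable direct summands of $X$. The classifying space $B\mathcal{C}$ of a small category $\mathcal{C}$ is the geometric realization of its nerve $N\mathcal{C}$.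

\subsection*{The $\tau$-cluster morphism category}
Let $\mathcal{A}$ be a module category. A basic object $U=Z\sqcup P[1]$ of the bounded derived category $\mathcal{D}^b(\mathcal{A})$ is a \emph{support $\tau$-rigid pair} if $Z\in\mathcal{A}$, $P\in\mathsf{proj}\,\mathcal{A}$ and $\mathrm{Hom}(Z,\tau_{\mathcal{A}}Z)=0=\mathrm{Hom}(P,Z)$. It is \emph{support $\tau$-tilting} if moreover $\mathrm{rk}(U)=\mathrm{rk}(Z)+\mathrm{rk}(P)$ is the number of simple objects of $\mathcal{A}$ up to isomorphism. The sets of isomorphism classes are denoted by $\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathcal{A}$ and $\mathsf{s}\tau\text{-}\mathsf{tilt}\,\mathcal{A}$, and $\mathcal{A}$ (or $\Lambda$, when $\mathcal{A}=\mathsf{mod}\,\Lambda$) is \emph{$\tau$-tilting finite} if the second set is finite. We write $\mathsf{Fac}\,U$ for $\mathsf{Fac}\,Z$. The \emph{$\tau$-perpendicular category} of $U$ is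
\[
J_{\mathcal{A}}(U)=Z^{\perp}\cap{}^{\perp}(\tau_{\mathcal{A}}Z)\cap P^{\perp}\subseteq\mathcal{A}.
\]
By Jasso's $\tau$-tilting reduction \cite{Jasso}, $J_{\mathcal{A}}(U)$ is a wide subcategory and again a module category, it is $\tau$-tilting finite if $\mathcal{A}$ is, and there is a bijection $F^{\mathcal{A}}_U$ from the support $\tau$-tilting pairs of $\mathcal{A}$ that have $U$ as a direct summand onto $\mathsf{s}\tau\text{-}\mathsf{tilt}\,J_{\mathcal{A}}(U)$. Support $\tau$-rigid pairs in $J_{\mathcal{A}}(U)$ are understood with respect to its own translate and its own projectives.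

From now on $\Lambda$ is $\tau$-tilting finite. Reduction can be iterated: reduce $\mathcal{A}$ at $U$, then reduce $J_{\mathcal{A}}(U)$ at $V$. Buan and Marsh showed that the result is a single reduction of $\mathcal{A}$. From Jasso's reduction and Bongartz completions they constructed a bijection $E^{\mathcal{A}}_U$ from $\mathsf{s}\tau\text{-}\mathsf{rigid}\,J_{\mathcal{A}}(U)$ onto the set of those $X$ for which $U\sqcup X\in\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathcal{A}$ and $X$ and $U$ have no common indecomposable summand. It satisfies
\begin{equation}\label{eq:BM}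
U\sqcup E^{\mathcal{A}}_U(T)=(F^{\mathcal{A}}_U)^{-1}(T)\ \text{ for $T$ support $\tau$-tilting},\qquad J_{J_{\mathcal{A}}(U)}(V)=J_{\mathcal{A}}\big(U\sqcup E^{\mathcal{A}}_U(V)\big).
\end{equation}
The \emph{$\tau$-cluster morphism category} $\mathfrak{W}(\Lambda)$ has as objects the subcategories $J_{\mathsf{mod}\,\Lambda}(U)$ with $U\in\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathsf{mod}\,\Lambda$. The morphisms $\mathcal{A}\to\mathcal{A}'$ are formal symbols $g^{\mathcal{A}}_U$, one for each $U\in\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathcal{A}$ with $J_{\mathcal{A}}(U)=\mathcal{A}'$. The identity of $\mathcal{A}$ is $g^{\mathcal{A}}_0$, and composition is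
\[
g^{J_{\mathcal{A}}(U)}_V\circ g^{\mathcal{A}}_U=g^{\mathcal{A}}_{U\sqcup E^{\mathcal{A}}_U(V)}.
\]
Buan and Marsh proved that this composition is associative. Thus a simplex of $B\mathfrak{W}(\Lambda)$ is a way of carrying out a reduction in stages.

\subsection*{The picture group}
Order $\mathsf{s}\tau\text{-}\mathsf{tilt}\,\mathsf{mod}\,\Lambda$ by $T\ge T'$ if $\mathsf{Fac}\,T\supseteq\mathsf{Fac}\,T'$. For each arrow $T\to T'$ of the Hasse quiver there is a unique brick $S$, the \emph{label} of the arrow, with $\mathsf{Fac}\,T\cap(\mathsf{Fac}\,T')^{\perp}=\mathsf{Filt}(S)$. The \emph{picture group} $G(\Lambda)$ has generators $X_S$ for the bricks $S$ and $g_T$ for the support $\tau$-tilting pairs $T$, and relations $g_{\Lambda}=e$ and $g_T=X_S\,g_{T'}$ for each arrow $T\to T'$ with label $S$. Along a path from the maximum $\Lambda$ to $T$ with labels $S_1,\dots,S_r$ the relations give $e=X_{S_1}\cdots X_{S_r}g_T$. So the $g_T$ can be eliminated, and what remains is that the product of labels from $\Lambda$ to $T$ does not depend on the path. Since every path can be preceded by a path starting at $\Lambda$,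 the group $G(\Lambda)$ is generated by the $X_S$ subject to the \emph{path relations}: the products of labels along two directed paths with the same endpoints coincide.

\subsection*{The question}
Three facts are known for $\tau$-tilting finite $\Lambda$. The space $B\mathfrak{W}(\Lambda)$ is a cube complex with fundamental group $G(\Lambda)$. If $\Lambda$ is hereditary, then $H^*(B\mathfrak{W}(\Lambda))\cong H^*(G(\Lambda))$. If $\Lambda$ is a Nakayama algebra, then the cube complex is locally $\mathsf{CAT}(0)$, hence a $K(G(\Lambda),1)$, and again the cohomology is that of the group. The following problem comes from the paper of Hanson and Igusa \cite{HI}.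

\begin{quote}
\emph{Is $H^*(B\mathfrak{W}(\Lambda);\mathbb{Z})\cong H^*(G(\Lambda);\mathbb{Z})$ as graded rings for every $\tau$-tilting finite algebra $\Lambda$?}
\end{quote}

A connected complex $X$ becomes a $K(\pi_1X,1)$ after attaching cells of dimension at least $3$. So $H^i(\pi_1X)\to H^i(X)$ is bijective for $i\le1$ and injective for $i=2$, and any discrepancy comes from the higher homotopy groups of $X$. The cleanest reason for a positive answer is therefore that $B\mathfrak{W}(\Lambda)$ is \emph{aspherical}, that is, connected with $\pi_i=0$ for $i\ge2$. This is what we prove.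

\begin{theorem}\label{thm:main}
Let $\Lambda$ be $\tau$-tilting finite. Then $B\mathfrak{W}(\Lambda)$ is aspherical with fundamental group $G(\Lambda)$. Hence $H^*(B\mathfrak{W}(\Lambda);L)\cong H^*(G(\Lambda);L)$ for every $G(\Lambda)$-module $L$, as graded rings if $L=\mathbb{Z}$.
\end{theorem}

The path relations involve no inverses, so they also define a monoid. The \emph{picture monoid} $M(\Lambda)$ is generated by the bricks, subject to the path relations, where the labels of a path are read upwards, from the smaller pair to the larger one. The \emph{group completion} $\mathrm{Gr}(M)$ of a monoid $M$ is the group with the elements of $M$ as generators and the multiplication table of $M$ as relations; a monoid presentation of $M$ is a group presentation of $\mathrm{Gr}(M)$. For an object $W\simeq\mathsf{mod}\,\Gamma$ of $\mathfrak{W}(\Lambda)$ we write $G(W)=G(\Gamma)$; the bricks of $W$ are the bricks of $\Lambda$ that lie in $W$.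

\begin{theorem}\label{thm:byproducts}
Let $\Lambda$ be $\tau$-tilting finite with $n$ simple modules.
\begin{enumerate}
\item[(a)] The monoid $M(\Lambda)$ embeds in its group completion, which is isomorphic to $G(\Lambda)$.
\item[(b)] The category $\mathfrak{W}(\Lambda)$ has a faithful functor to a group isomorphic to $G(\Lambda)$.
\item[(c)] For every object $W$ of $\mathfrak{W}(\Lambda)$ the natural map $G(W)\to G(\Lambda)$, $X_S\mapsto X_S$, is injective.
\item[(d)] The group $G(\Lambda)$ has a finite $K(G(\Lambda),1)$ of dimension at most $n$. In particular it is torsion-free and $\mathrm{cd}\,G(\Lambda)\le n$, with equality for $\Lambda=k^n$.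
\end{enumerate}
\end{theorem}

\subsection*{The method}
The three known facts are not used, and no curvature estimate is made. The monoid $M=M(\Lambda)$ mediates between the category and the group, and the proof has three independent parts.

The first part is the divisibility theory of $M$ (Sections~\ref{sec:semibricks}--\ref{sec:ore}). Two bricks turn out to have a common multiple exactly when they are Hom-orthogonal, and their least common multiple is read off from a lattice of torsion classes of rank two. From this we derive cancellation, least common multiples whenever common multiples exist, and the $3$-Ore condition: three elements that pairwise have common multiples have a common multiple.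

The second part concerns monoids only (Section~\ref{sec:asph}). For a cancellative monoid with no nontrivial units, finitely many divisors of each element, conditional least common multiples and the $3$-Ore condition on both sides, we build a contractible covering space of $BM$ by adjoining predecessors and successors to $M$ in alternation.

The third part (Section~\ref{sec:comparison}) is a functor $\mathfrak{W}(\Lambda)\to M$ to which Quillen's Theorem~A applies. Section~\ref{sec:byproducts} proves Theorem~\ref{thm:byproducts}. Section~\ref{sec:examples} works out the two smallest algebras by hand.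

\section{Torsion classes, hearts and labels}\label{sec:facts}

Let $\mathcal{A}$ be a $\tau$-tilting finite module category with $n$ simple objects. A \emph{torsion class} is a full subcategory closed under quotients and extensions; $\mathsf{tors}\,\mathcal{A}$ is the poset of torsion classes under inclusion, and $\mathsf{tors}\,\Lambda=\mathsf{tors}\,\mathsf{mod}\,\Lambda$. For every class $\mathcal{S}$ the class ${}^{\perp}\mathcal{S}$ is a torsion class. If $\mathcal{U}$ is a torsion class, each object $X$ has a largest subobject $t_{\mathcal{U}}X$ in $\mathcal{U}$. It is the only subobject $X'$ with $X'\in\mathcal{U}$ and $X/X'\in\mathcal{U}^{\perp}$, every map $X\to Y$ sends $t_{\mathcal{U}}X$ into $t_{\mathcal{U}}Y$, and ${}^{\perp}(\mathcal{U}^{\perp})=\mathcal{U}$. Let $\mathcal{U}*\mathcal{Y}$ be the class of objects with a subobject in $\mathcal{U}$ whose quotient lies in $\mathcal{Y}$. For torsion classes $\mathcal{U}\subseteq\mathcal{V}$, the \emph{heart} of the interval $[\mathcal{U},\mathcal{V}]$ is $\mathcal{V}\cap\mathcal{U}^{\perp}$. For $X\in\mathcal{V}$ the quotient $X/t_{\mathcal{U}}X$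 lies in the heart, so
\begin{equation}\label{eq:heart}
\mathcal{V}=\mathcal{U}*(\mathcal{V}\cap\mathcal{U}^{\perp}).
\end{equation}
Thus $\mathcal{U}$ and the heart determine $\mathcal{V}$, and the heart is nonzero if $\mathcal{U}\ne\mathcal{V}$. A \emph{cover} $\mathcal{U}\subset\mathcal{V}$ is a cover relation of the poset $\mathsf{tors}\,\mathcal{A}$, and a \emph{saturated chain} is a chain of covers.

A wide subcategory $W$ of $\mathcal{A}$ is an abelian category with exact inclusion functor. Since it is closed under extensions, $\mathrm{Ext}^1_W=\mathrm{Ext}^1_{\mathcal{A}}$ on $W$, and $\mathsf{Filt}$ and $*$ of objects of $W$ are the same whether formed in $W$ or in $\mathcal{A}$. Torsion classes of $W$ are formed in the abelian category $W$. A \emph{semibrick} is a set of bricks with $\mathrm{Hom}(S,R)=0$ for $S\ne R$ in the set. By Schur's lemma the simple objects of a wide subcategory $W$ form a semibrick $\mathcal{S}$, and $W=\mathsf{Filt}(\mathcal{S})$ because objects have finite length.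

We use the following facts.
\begin{enumerate}
\item[(F1)] \cite{AIR,DIJ} The map $T\mapsto\mathsf{Fac}\,T$ is a bijection $\mathsf{s}\tau\text{-}\mathsf{tilt}\,\mathcal{A}\to\mathsf{tors}\,\mathcal{A}$, and $\mathsf{tors}\,\mathcal{A}$ is a finite lattice. Each of the $n$ indecomposable summands of $T$ can be exchanged in exactly one way for another one so as to give a support $\tau$-tilting pair, and the results are exactly the $n$ neighbors of $T$ in the Hasse quiver. If $\Lambda$ is $\tau$-tilting finite, so is $\Lambda^{\mathrm{op}}$.
\item[(F2)] (\cite{Jasso}; see also \cite[Sect.~4]{DIRRT}) For $U=Z\sqcup P[1]$ in $\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathcal{A}$ put $\mathcal{T}^-_U=\mathsf{Fac}\,Z$ and $\mathcal{T}^+_U={}^{\perp}(\tau_{\mathcal{A}}Z)\cap P^{\perp}$, and let $J(U)=J_{\mathcal{A}}(U)$. The support $\tau$-tilting pairs with summand $U$ are the $T$ with $\mathcal{T}^-_U\subseteq\mathsf{Fac}\,T\subseteq\mathcal{T}^+_U$. The category $J(U)$ is the heart of $[\mathcal{T}^-_U,\mathcal{T}^+_U]$ and has $n-\mathrm{rk}(U)$ simple objects. The map $\mathcal{X}\mapsto\mathcal{X}\cap J(U)$ is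 a poset isomorphism $[\mathcal{T}^-_U,\mathcal{T}^+_U]\to\mathsf{tors}\,J(U)$ with inverse $\mathcal{Y}\mapsto\mathcal{T}^-_U*\mathcal{Y}$, and $\mathsf{Fac}\,F_U(T)=\mathsf{Fac}\,T\cap J(U)$.
\item[(F3)] The heart of a cover $\mathcal{U}\subset\mathcal{V}$ is $\mathsf{Filt}(S)$ for a unique brick $S$. Under (F1) this is the label in the definition of the picture group.
\end{enumerate}
When the ambient category has to be named we write $\mathcal{T}^{\pm}_{\mathcal{A},U}$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The isomorphism $[\mathcal{T}^-_U,\mathcal{T}^+_U]\cong\mathsf{tors}\,J(U)$ preserves hearts of intervals, hence labels of covers.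
\item[(b)] The pair $U$ is determined by the interval $[\mathcal{T}^-_U,\mathcal{T}^+_U]$.
\item[(c)] If $S$ and $X$ are bricks and $X\in\mathsf{Filt}(S)$, then $X\cong S$. In particular a brick in the heart of a cover is its label.
\item[(d)] Distinct upper covers of a torsion class have distinct labels.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathcal{X}\subseteq\mathcal{X}'$ lie in the interval and put $J=J(U)$. Then $\mathcal{X}'\cap\mathcal{X}^{\perp}\subseteq\mathcal{T}^+_U\cap(\mathcal{T}^-_U)^{\perp}=J$. For $Y\in J$ we have $\mathrm{Hom}(\mathcal{T}^-_U,Y)=0$ and $\mathcal{X}=\mathcal{T}^-_U*(\mathcal{X}\cap J)$, so $\mathrm{Hom}(\mathcal{X},Y)=0$ if and only if $\mathrm{Hom}(\mathcal{X}\cap J,Y)=0$. Hence $\mathcal{X}'\cap\mathcal{X}^{\perp}=(\mathcal{X}'\cap J)\cap(\mathcal{X}\cap J)^{\perp}$.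

(b) Every $T$ with $\mathsf{Fac}\,T$ in the interval has $U$ as a summand. An indecomposable summand of such a $T$ that is not a summand of $U$ can be exchanged; the result still contains $U$, so it lies in the interval, and it does not contain the exchanged summand. Hence $U$ is the largest common summand of the pairs in the interval.

(c) The top and bottom steps of a filtration give an epimorphism $X\to S$ and a monomorphism $S\to X$. The composite $X\to S\to X$ is nonzero, hence invertible, so $X\to S$ is also injective.

(d) By \eqref{eq:heart} the upper cover of $\mathcal{U}$ with label $S$ is $\mathcal{U}*\mathsf{Filt}(S)$.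
\end{proof}

By (a) and (b), a morphism of $\mathfrak{W}(\Lambda)$ with source $\mathcal{A}$ may be thought of as an interval in $\mathsf{tors}\,\mathcal{A}$, and its target as the heart of that interval. Part (a) also gives a transfer principle.

\begin{remark}\label{rem:transfer}
Let $W=J(U)$ be an object of $\mathfrak{W}(\Lambda)$. By (F2) and Lemma~\ref{lem:basic}(a), $\mathsf{tors}\,W$ is isomorphic to an interval of $\mathsf{tors}\,\Lambda$ by an isomorphism that respects inclusions, joins, covers, hearts and labels. So every statement about intervals of $\mathsf{tors}\,\Lambda$ that is formulated in these terms holds for intervals of $\mathsf{tors}\,W$.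
\end{remark}

\section{The algebras $k$ and $A_2$}\label{sec:examples}

\begin{example}\label{ex:k}
Let $\Lambda=k$, with simple module $S$. The support $\tau$-rigid pairs are $0$, $S$ and $S[1]$, and $J(S)=J(S[1])=0$. So $\mathfrak{W}(k)$ has two objects and two non-identity morphisms $g_S,g_{S[1]}\colon\mathsf{mod}\,k\to0$, and $B\mathfrak{W}(k)$ is a circle. The only cover $0\subset\mathsf{mod}\,k$ has label $S$, so $G(k)=\mathbb{Z}$ and $M(k)=\{1,S,S^2,\dots\}$.

The comparison with $M(k)$ goes as follows. The morphisms $g_{S[1]}$ and $g_S$ correspond to the one-point intervals $[0,0]$ and $[\mathsf{mod}\,k,\mathsf{mod}\,k]$. Send each morphism to the product of labels from $0$ up to the bottom of its interval: $g_{S[1]}\mapsto1$ and $g_S\mapsto S$. Now unroll $\mathfrak{W}(k)$ over $M(k)$: take one copy $(\mathcal{A},m)$ of each object for each $m\in M(k)$, with arrows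
\[
(0,1)\leftarrow(\mathsf{mod}\,k,1)\to(0,S)\leftarrow(\mathsf{mod}\,k,S)\to(0,S^2)\leftarrow\cdots.
\]
The result is a half-line, which is contractible. The object $(\mathsf{mod}\,k,m)$ stands for the interval from $m$ to $mS$ in the monoid, and its arrows point to the two endpoints.
\end{example}

\begin{example}\label{ex:A2}
Let $\Lambda$ be the algebra of upper triangular $2\times2$ matrices, of type $A_2$. It has three indecomposable modules, the simples $S_1,S_2$ and a projective-injective module $P$ with a nonsplit sequence $0\to S_2\to P\to S_1\to0$. All three have endomorphism ring $k$ and no self-extensions, so $\mathsf{Filt}(S)=\mathsf{add}\,S\simeq\mathsf{mod}\,k$ for each of them. A torsion class containing $P$ contains its quotient $S_1$, and one containing $S_1$ and $S_2$ contains $P$. This leaves the five torsion classes of Figure~\ref{fig:pentagon}. The labels are computed from hearts; for instance the heart of $\mathsf{add}\,S_2\subset\mathsf{mod}\,\Lambda$ is $S_2^{\perp}=\mathsf{add}\,S_1$, because $\mathrm{Hom}(S_2,P)\ne0$. Hence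
\[
M(\Lambda)=\langle S_1,S_2,P\mid S_1PS_2=S_2S_1\rangle .
\]
In $\mathrm{Gr}(M(\Lambda))$ the relation can be solved for $P$, so this group is free on $S_1$ and $S_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (o) at (0,0) {$0$};
\node (a) at (-1.8,1) {$\mathsf{add}\,S_1$};
\node (b) at (-1.8,2.4) {$\mathsf{add}(S_1\oplus P)$};
\node (c) at (1.8,1.7) {$\mathsf{add}\,S_2$};
\node (t) at (0,3.4) {$\mathsf{mod}\,\Lambda$};
\draw (o) -- node[below left] {$S_1$} (a);
\draw (a) -- node[left] {$P$} (b);
\draw (b) -- node[above left] {$S_2$} (t);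
\draw (o) -- node[below right] {$S_2$} (c);
\draw (c) -- node[above right] {$S_1$} (t);
\end{tikzpicture}
\caption{The lattice of torsion classes of the algebra of type $A_2$, with simple modules $S_1,S_2$ and nonsplit extension $0\to S_2\to P\to S_1\to 0$. Each cover carries its brick label. The two maximal chains, read upwards, give the relation $S_1PS_2=S_2S_1$.}
\label{fig:pentagon}
\end{figure}

By (F1), (F2) and Lemma~\ref{lem:basic}(b), the pairs $U$ of rank $0$, $1$, $2$ correspond to the whole pentagon, its five edges and its five vertices, and $J(U)$ is $\mathsf{mod}\,\Lambda$, $\mathsf{add}$ of the label of the edge, and $0$. So $\mathfrak{W}(\Lambda)$ has five objects. The objects $\mathsf{add}\,S_1$, $\mathsf{add}\,S_2$, $\mathsf{add}\,P$ and $0$ span a wedge of three circles as in Example~\ref{ex:k}. The remaining simplices are the vertex $\mathsf{mod}\,\Lambda$, ten edges leaving it, and ten triangles $\mathsf{mod}\,\Lambda\to\mathsf{add}\,S\to0$, one for each edge of the pentagon with a chosen endpoint; by \eqref{eq:BM} and (F2), the second arrow is $g_{S[1]}$ for the lower endpoint and $g_S$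 for the upper one. These triangles form the barycentric subdivision of the solid pentagon, and each boundary edge is wrapped around the circle of its label. So $B\mathfrak{W}(\Lambda)$ is a wedge of three circles with a disk attached along $S_1PS_2S_1^{-1}S_2^{-1}$. Since $P$ occurs once, the disk collapses across that edge, and $B\mathfrak{W}(\Lambda)$ is homotopy equivalent to a wedge of two circles. This is Theorem~\ref{thm:main} for $A_2$.

The collapse uses the special form of the relation. The monoid shows what a general argument has to handle. First, the relation equates words of lengths $3$ and $2$, so word length is not defined on $M(\Lambda)$ and cannot serve as an induction parameter. Second, neither side of the relation begins with $P$, so every word equivalent to a word beginning with $P$ begins with $P$. Hence $P$ and $S_1$ have no common right multiple, and elements of the group cannot be handled as fractions with a common denominator. Third, the one new letter $P$ that appears in passing from $S_1$ and $S_2$ to their common multiple is, as a module, as long as $S_1$ and $S_2$ together. The first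 difficulty is met in Section~\ref{sec:monoid}, the second in Section~\ref{sec:asph}, and the third observation drives Section~\ref{sec:ore}.
\end{example}

\section{Semibricks and intervals of rank two}\label{sec:semibricks}

Divisibility in the picture monoid will be controlled by which sets of bricks can label the covers above one torsion class. The answer is: exactly the semibricks. We state this for any $\tau$-tilting finite module category $\mathcal{A}$, since it is needed for the objects of $\mathfrak{W}(\Lambda)$ as well.

\begin{lemma}\label{lem:semibrick}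
\begin{enumerate}
\item[(a)] Let $\mathcal{U}_1,\dots,\mathcal{U}_r$ $(r\ge0)$ be distinct upper covers of $\mathcal{U}\in\mathsf{tors}\,\mathcal{A}$ with labels $S_1,\dots,S_r$, and let $\mathcal{V}=\mathcal{U}\vee\mathcal{U}_1\vee\dots\vee\mathcal{U}_r$. Then $[\mathcal{U},\mathcal{V}]=[\mathcal{T}^-_U,\mathcal{T}^+_U]$ for some $U\in\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathcal{A}$. The wide subcategory $J(U)$ has the $r$ simple objects $S_1,\dots,S_r$, which therefore form a semibrick, $J(U)=\mathsf{Filt}(S_1,\dots,S_r)$, and $\mathcal{U}_i$ corresponds to $\mathsf{Filt}(S_i)\in\mathsf{tors}\,J(U)$.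
\item[(b)] Let $\mathcal{S}$ be a semibrick and $\mathcal{U}={}^{\perp}\mathcal{S}$. Each $S\in\mathcal{S}$ labels an upper cover $\mathcal{U}_S$ of $\mathcal{U}$. Hence $\mathsf{Filt}(\mathcal{S})=J(U)$ for some $U$, and it is wide with simple objects $\mathcal{S}$.
\item[(c)] Let $[\mathcal{U},\mathcal{V}]$ have heart $\mathsf{Filt}(\mathcal{S})$ with $\mathcal{S}$ a semibrick. Each $S\in\mathcal{S}$ labels an upper cover $\mathcal{U}_S\subseteq\mathcal{V}$ of $\mathcal{U}$, and $\mathcal{V}=\mathcal{U}\vee\bigvee_{S\in\mathcal{S}}\mathcal{U}_S$.
\end{enumerate}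
\end{lemma}

\begin{proof}
(a) Let $\mathcal{U}=\mathsf{Fac}\,T$, let $\mathcal{U}_i$ arise by exchanging the summand $T_i$ of $T$, and let $U$ be $T$ with $T_1,\dots,T_r$ removed. Then $\mathcal{U}$ and all $\mathcal{U}_i$ lie in $[\mathcal{T}^-_U,\mathcal{T}^+_U]\cong\mathsf{tors}\,J(U)$. The category $J(U)$ has $r$ simple objects, so by (F1) each element of the interval has exactly $r$ neighbors in it. The neighbors of $\mathcal{U}$ are thus the upper covers $\mathcal{U}_1,\dots,\mathcal{U}_r$. Having no lower cover in a finite interval, $\mathcal{U}$ is its minimum, and the $\mathcal{U}_i$ are all the covers of the minimum. In $\mathsf{tors}\,J(U)$, a nonzero torsion class contains a simple quotient of any of its nonzero objects, and $\mathsf{Filt}(S)$ is a torsion class for $S$ simple. So the covers of $0$ are the classes $\mathsf{Filt}(S)$ with $S$ simple in $J(U)$, with label $S$, and their join contains all simple objects and equals $J(U)$. Labels are preserved by Lemma~\ref{lem:basic}(a), and all claims follow.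

(b) Let $S\in\mathcal{S}$ and let $Q$ be a proper quotient of $S$. If some map $Q\to S'$ with $S'\in\mathcal{S}$ were nonzero, the composite $S\to Q\to S'$ would be nonzero, so $S'=S$ and the composite would be invertible, although $S\to Q$ is not injective. Hence $Q\in\mathcal{U}$. A quotient of a filtered module is filtered by quotients of the pieces, so $\mathcal{U}_S=\mathsf{Filt}(\mathcal{U}\cup\{S\})$ is closed under quotients and is a torsion class. Also $S\in\mathcal{U}^{\perp}$, so $\mathcal{U}_S\ne\mathcal{U}$. Let $\mathcal{U}\subsetneq\mathcal{U}'\subseteq\mathcal{U}_S$ and $X\in\mathcal{U}'\setminus\mathcal{U}$. There is a nonzero map $X\to S'$ with $S'\in\mathcal{S}$, and $S'=S$ because $\mathrm{Hom}(\mathcal{U}_S,S')=0$ for $S'\neq S$. Its image $I\subseteq S$ lies in $\mathcal{U}'\subseteq\mathcal{U}_S$, so the bottom nonzero piece of a filtration of $I$ is in $\mathcal{U}$ or is isomorphic to $S$. The first case contradicts $S\in\mathcal{U}^{\perp}$, and in the second case $I=S$ by length. So $S\in\mathcal{U}'$ and $\mathcal{U}'=\mathcal{U}_S$. Thus $\mathcal{U}\subset\mathcal{U}_S$ is a cover,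 with label $S$ by Lemma~\ref{lem:basic}(c). These covers are distinct since their labels are, and (a) applies.

(c) By (b), $W=\mathsf{Filt}(\mathcal{S})$ is wide with simple objects $\mathcal{S}$. Let $S\in\mathcal{S}$ and let $Q$ be a quotient of $S$. Then $Q\in\mathcal{V}$ and $Q/t_{\mathcal{U}}Q\in\mathcal{V}\cap\mathcal{U}^{\perp}=W$. The kernel of the epimorphism $S\to Q/t_{\mathcal{U}}Q$ lies in $W$, so it is $S$ or $0$; that is, $Q\in\mathcal{U}$ or $S\to Q$ is injective. So proper quotients of $S$ lie in $\mathcal{U}$, and as in (b) the class $\mathcal{U}_S=\mathsf{Filt}(\mathcal{U}\cup\{S\})\subseteq\mathcal{V}$ is a torsion class different from $\mathcal{U}$. Let $\mathcal{U}\subsetneq\mathcal{U}'\subseteq\mathcal{U}_S$ and take $0\ne Y\in\mathcal{U}'\cap\mathcal{U}^{\perp}\subseteq W$. It has a quotient $S'\in\mathcal{S}$, and $S'\in\mathcal{U}'\subseteq\mathcal{U}_S$. The bottom nonzero piece of a filtration of $S'$ is not in $\mathcal{U}$, as $S'\in\mathcal{U}^{\perp}$, so it is isomorphic to $S$. Then $\mathrm{Hom}(S,S')\ne0$, so $S=S'\in\mathcal{U}'$ and $\mathcal{U}'=\mathcal{U}_S$. Hence $\mathcal{U}_S$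 is a cover with label $S$. By (a) the join $\mathcal{V}'$ of $\mathcal{U}$ and the $\mathcal{U}_S$ is such that $[\mathcal{U},\mathcal{V}']$ has heart $W$, and \eqref{eq:heart} gives $\mathcal{V}'=\mathcal{U}*W=\mathcal{V}$.
\end{proof}

We return to $\mathcal{A}=\mathsf{mod}\,\Lambda$ and write $\ell$ for the length of a $\Lambda$-module. By part (b) every brick is a label, so $\Lambda$ has finitely many bricks. Let $\Omega$ be the set of two-element semibricks $\{S,R\}$. For $\{S,R\}\in\Omega$ the category $W=\mathsf{Filt}(S,R)$ is an object of $\mathfrak{W}(\Lambda)$ with two simple objects. By (F1) each element of $\mathsf{tors}\,W$ has two neighbors. An element other than $0$ and $W$ has a lower and an upper cover, hence exactly one of each. So $\mathsf{tors}\,W$ is a polygon with two maximal chains, one through $\mathsf{Filt}(S)$ and one through $\mathsf{Filt}(R)$.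

\begin{definition}
For $\{S,R\}\in\Omega$, let $\theta(S,R)$ be the word of labels of the saturated chain from $\mathsf{Filt}(S)$ up to $\mathsf{Filt}(S,R)$ in $\mathsf{tors}\,\mathsf{Filt}(S,R)$.
\end{definition}

All letters of $\theta(S,R)$ are bricks of $\Lambda$ lying in $\mathsf{Filt}(S,R)$. In Example~\ref{ex:A2} we have $\Omega=\{\{S_1,S_2\}\}$, $\theta(S_1,S_2)=PS_2$ and $\theta(S_2,S_1)=S_1$. We need to know the last letter, the size of the middle letters, and the first letter.

\begin{lemma}\label{lem:last}
For $\{S,R\}\in\Omega$ we have $\theta(S,R)=C_1\cdots C_jR$ with $j\ge0$ and $\ell(C_i)\ge\ell(S)+\ell(R)$ for all $i$.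
\end{lemma}

\begin{proof}
Let $\mathsf{Filt}(S)=\mathcal{U}_1\subset\dots\subset\mathcal{U}_r=W$ be the chain; $r\ge2$ since $R\notin\mathsf{Filt}(S)$ by Lemma~\ref{lem:basic}(c). We have $R\notin\mathcal{U}_{r-1}$, since otherwise $\mathcal{U}_{r-1}$ would contain both simple objects. As $R$ is simple in $W$, its torsion subobject for $\mathcal{U}_{r-1}$ is $0$, so $R$ lies in the heart of the last cover and is its label. The label $C$ of an earlier cover $\mathcal{U}_i\subset\mathcal{U}_{i+1}\ne W$ is not $S$, since $S\in\mathcal{U}_i$ and $C\in\mathcal{U}_i^{\perp}$, and it is not $R$, since $R\notin\mathcal{U}_{i+1}$. By Lemma~\ref{lem:basic}(c), $C$ lies neither in $\mathsf{Filt}(S)$ nor in $\mathsf{Filt}(R)$, so both $S$ and $R$ occur among its composition factors in $W$.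
\end{proof}

The first letter of $\theta(Q,S)$ is the largest essential extension of $S$ by copies of $Q$.

\begin{lemma}\label{lem:first}
Let $\{Q,S\}\in\Omega$ and let $a$ be the first letter of $\theta(Q,S)$. Then $\mathrm{Ext}^1(Q,a)=0$, and there is an exact sequence $0\to S\to a\to Y\to0$ with $Y\in\mathsf{Filt}(Q)$.
\end{lemma}

\begin{proof}
Work in the module category $W=\mathsf{Filt}(Q,S)$, in which $\mathsf{Filt}(Q)$ is closed under subobjects, quotients and extensions. Let $I$ be the injective envelope of $S$ in $W$, and let $S\subseteq\widehat{S}\subseteq I$ be such that $\widehat{S}/S$ is the largest subobject of $I/S$ in $\mathsf{Filt}(Q)$. Every nonzero subobject of $\widehat{S}$ contains $S$, so $\mathrm{Hom}(Q,\widehat{S})=0$. By maximality $\mathrm{Hom}(Q,I/\widehat{S})=0$, and the exact sequence $\mathrm{Hom}(Q,I/\widehat{S})\to\mathrm{Ext}^1(Q,\widehat{S})\to\mathrm{Ext}^1(Q,I)=0$ gives $\mathrm{Ext}^1(Q,\widehat{S})=0$. It remains to show $a=\widehat{S}$.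

The object $\widehat{S}$ is a brick. An endomorphism that kills $S$ factors through $\widehat{S}/S\in\mathsf{Filt}(Q)$, so it is zero. Any other endomorphism has a kernel that does not contain $S$, so it is injective and hence invertible. Proper quotients of $\widehat{S}$ in $W$ are quotients of $\widehat{S}/S$ and lie in $\mathsf{Filt}(Q)$. Hence $\mathcal{U}'=\mathsf{Filt}(Q,\widehat{S})$ is a torsion class of $W$, and it strictly contains $\mathsf{Filt}(Q)$. In a filtration of $X\in\mathcal{U}'$, a piece $\widehat{S}$ directly below a piece $Q$ forms a split extension, so the two pieces can be interchanged. After finitely many interchanges we get $X'\subseteq X$ with $X'\in\mathsf{Filt}(Q)$ and $X/X'\in\mathsf{Filt}(\widehat{S})$. If $X\in\mathsf{Filt}(Q)^{\perp}$, then $X'=0$ and $X\in\mathsf{Filt}(\widehat{S})$. The unique upper cover of $\mathsf{Filt}(Q)$ in $\mathsf{tors}\,W$ is contained in $\mathcal{U}'$, so its label $a$ lies in $\mathcal{U}'\cap\mathsf{Filt}(Q)^{\perp}\subseteq\mathsf{Filt}(\widehat{S})$. Lemma~\ref{lem:basic}(c) gives $a=\widehat{S}$.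
\end{proof}

The next lemma carries orthogonality from the first letters of two words $\theta(Q,-)$ back to their last letters. It is the module-theoretic input for cancellation.

\begin{lemma}\label{lem:descent}
Let $S,R,Q$ be distinct bricks with $\{Q,S\},\{Q,R\}\in\Omega$, and let $a,b$ be the first letters of $\theta(Q,S)$ and $\theta(Q,R)$. Then $a\ne b$, and if $\{a,b\}\in\Omega$ then $\{S,R\}\in\Omega$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:first}, view $S\subseteq a$ and $R\subseteq b$ with $a/S,\ b/R\in\mathsf{Filt}(Q)$. Suppose $a=b$. Since $\mathrm{Hom}(R,Q)=0$, the map $R\to a/S$ is zero, so $R\subseteq S$; by symmetry $S\subseteq R$, a contradiction. Now suppose there is a nonzero map $S\to R$, so that $\mathrm{Hom}(S,b)\ne0$. We have $\mathrm{Ext}^1(a/S,b)=0$, by induction along a filtration of $a/S$ by copies of $Q$, because $\mathrm{Ext}^1(Q,b)=0$. The exact sequence $\mathrm{Hom}(a,b)\to\mathrm{Hom}(S,b)\to\mathrm{Ext}^1(a/S,b)$ shows $\mathrm{Hom}(a,b)\ne0$. Exchanging the roles, $\mathrm{Hom}(R,S)\ne0$ implies $\mathrm{Hom}(b,a)\ne0$.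
\end{proof}

\section{The picture monoid}\label{sec:monoid}

We fix terminology for a monoid $M$. If $b=ax$, then $a$ is a \emph{left divisor} of $b$ and $b$ is a \emph{right multiple} of $a$; we write $a\le b$. A \emph{right lcm} of $a$ and $b$ is a common right multiple that is a left divisor of every common right multiple. Right divisors, left multiples and left lcm's are the same notions in $M^{\mathrm{op}}$.

\subsection*{Relations of rank two suffice}
Let $M$ be the monoid with presentation
\begin{equation}\label{eq:pres}
M=\big\langle\ \text{bricks of }\Lambda\ \big|\ S\,\theta(S,R)=R\,\theta(R,S)\ \text{ for }\{S,R\}\in\Omega\ \big\rangle .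
\end{equation}
We call the generators \emph{letters} and write $w\equiv w'$ if two words represent the same element, that is, if they are connected by \emph{elementary moves}, each of which replaces a subword that is one side of a relation by the other side. Both sides of each relation have at least two letters, so the empty word and each one-letter word are alone in their classes.

\begin{lemma}\label{lem:path}
For $\mathcal{U}\subseteq\mathcal{V}$ in $\mathsf{tors}\,\Lambda$, all saturated chains from $\mathcal{U}$ up to $\mathcal{V}$ have the same product of labels $\delta[\mathcal{U},\mathcal{V}]\in M$. If $\mathcal{U}_1\ne\mathcal{U}_2$ are upper covers of $\mathcal{U}$ with labels $S_1,S_2$, then $\{S_1,S_2\}\in\Omega$ and $\delta[\mathcal{U}_1,\mathcal{U}_1\vee\mathcal{U}_2]=\theta(S_1,S_2)$. Moreover $M=M(\Lambda)$, and $X_S\mapsto S^{-1}$ is an isomorphism $G(\Lambda)\to\mathrm{Gr}(M)$.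
\end{lemma}

\begin{proof}
For covers $\mathcal{U}_1\ne\mathcal{U}_2$, Lemma~\ref{lem:semibrick}(a) identifies $[\mathcal{U},\mathcal{U}_1\vee\mathcal{U}_2]$ with the labeled polygon $\mathsf{tors}\,\mathsf{Filt}(S_1,S_2)$, so the only saturated chain from $\mathcal{U}_1$ to $\mathcal{U}_1\vee\mathcal{U}_2$ has label word $\theta(S_1,S_2)$. We induct on the size of $[\mathcal{U},\mathcal{V}]$. A chain starting with the cover $\mathcal{U}_i$ has product $S_i\,\delta[\mathcal{U}_i,\mathcal{V}]$ by induction. For two chains starting with $\mathcal{U}_1\ne\mathcal{U}_2$, put $\mathcal{X}=\mathcal{U}_1\vee\mathcal{U}_2\subseteq\mathcal{V}$. Then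
\[
S_1\,\delta[\mathcal{U}_1,\mathcal{V}]=S_1\theta(S_1,S_2)\,\delta[\mathcal{X},\mathcal{V}]=S_2\theta(S_2,S_1)\,\delta[\mathcal{X},\mathcal{V}]=S_2\,\delta[\mathcal{U}_2,\mathcal{V}].
\]
So all path relations hold in $M$. Conversely each relation in \eqref{eq:pres} is a path relation of $\mathsf{tors}\,\Lambda$, by Lemma~\ref{lem:semibrick}(b) and Remark~\ref{rem:transfer}. Hence $M=M(\Lambda)$. In $G(\Lambda)$ paths are read downwards, and $X_S\mapsto S^{-1}$ sends the downward product $X_{S_1}\cdots X_{S_r}$ to the inverse of the upward product $S_r\cdots S_1$, so it matches the two sets of relations.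
\end{proof}

By construction $\delta[\mathcal{U},\mathcal{V}]=\delta[\mathcal{U},\mathcal{X}]\,\delta[\mathcal{X},\mathcal{V}]$ for $\mathcal{U}\subseteq\mathcal{X}\subseteq\mathcal{V}$. For an object $W$ of $\mathfrak{W}(\Lambda)$, Remark~\ref{rem:transfer} defines $\delta[\mathcal{X},\mathcal{Y}]\in M$ for intervals of $\mathsf{tors}\,W$. We put
\[
\Delta_W=\delta[0,W]\qquad\text{(interval in $\mathsf{tors}\,W$)}.
\]
By Lemma~\ref{lem:basic}(a), $\delta[\mathcal{T}^-_U,\mathcal{T}^+_U]=\Delta_{J(U)}$.

\begin{lemma}[duality]\label{lem:duality}
Let $D=\mathrm{Hom}_k(-,k)$. The map $S\mapsto DS$ induces an isomorphism $M(\Lambda)^{\mathrm{op}}\cong M(\Lambda^{\mathrm{op}})$.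
\end{lemma}

\begin{proof}
The duality $D$ exchanges quotients and submodules, and $\mathcal{T}\mapsto D(\mathcal{T}^{\perp})$ is an order-reversing bijection $\mathsf{tors}\,\Lambda\to\mathsf{tors}\,\Lambda^{\mathrm{op}}$. The image $[D(\mathcal{V}^{\perp}),D(\mathcal{U}^{\perp})]$ of $[\mathcal{U},\mathcal{V}]$ has heart $D\big(\mathcal{U}^{\perp}\cap{}^{\perp}(\mathcal{V}^{\perp})\big)=D(\mathcal{V}\cap\mathcal{U}^{\perp})$. So a cover labeled $S$ goes to a cover labeled $DS$, and a chain with upward word $S_1\cdots S_r$ goes to a chain with upward word $DS_r\cdots DS_1$. Both monoids are presented by all path relations.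
\end{proof}

Since $\Lambda^{\mathrm{op}}$ is $\tau$-tilting finite, each statement about right multiples proved for all $\Lambda$ yields the statement about left multiples.

\subsection*{Filtrations and the norm}
We need an invariant of elements of $M$ that bounds the length of their words. A word should be read as a recipe for filtering modules. For a word $w=S_1\cdots S_r$ and a module $X$, let $\mathrm{Fil}_w(X)$ be the set of chains of submodules $0=X_0\subseteq X_1\subseteq\dots\subseteq X_r=X$ with $X_i/X_{i-1}\in\mathsf{Filt}(S_i)$, ordered by componentwise inclusion. In Example~\ref{ex:A2}, $\mathrm{Fil}_{S_1PS_2}(P)$ consists of $0\subseteq0\subseteq P\subseteq P$ and $\mathrm{Fil}_{S_2S_1}(P)$ consists of $0\subseteq S_2\subseteq P$.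

\begin{lemma}\label{lem:fil}
\begin{enumerate}
\item[(a)] Let $w$ be the label word of a saturated chain $\mathcal{U}=\mathcal{U}_0\subset\dots\subset\mathcal{U}_r=\mathcal{V}$. Then $\mathrm{Fil}_w(X)\ne\emptyset$ if and only if $X\in\mathcal{V}\cap\mathcal{U}^{\perp}$, and in that case its only element is $X_i=t_{\mathcal{U}_i}X$.
\item[(b)] If $w\equiv w'$, then the posets $\mathrm{Fil}_w(X)$ and $\mathrm{Fil}_{w'}(X)$ are isomorphic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $X$ be in the heart and $X_i=t_{\mathcal{U}_i}X$. Then $X_0=0$, $X_r=X$, and $X_i/X_{i-1}$ is a quotient of $X_i\in\mathcal{U}_i$ and a submodule of $X/X_{i-1}\in\mathcal{U}_{i-1}^{\perp}$, so it lies in $\mathcal{U}_i\cap\mathcal{U}_{i-1}^{\perp}=\mathsf{Filt}(S_i)$. Conversely take any element of $\mathrm{Fil}_w(X)$. The module $X_i$ is filtered by the $S_j\in\mathcal{U}_j\subseteq\mathcal{U}_i$ with $j\le i$, and $X/X_i$ by the $S_j\in\mathcal{U}_{j-1}^{\perp}\subseteq\mathcal{U}_i^{\perp}$ with $j>i$. So $X_i=t_{\mathcal{U}_i}X$, and the cases $i=r$ and $i=0$ give $X\in\mathcal{V}$ and $X\in\mathcal{U}^{\perp}$.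

(b) Let $w'$ arise from $w$ by one elementary move, replacing the subword $\rho$ in positions $a+1,\dots,b$ by $\rho'$. The words $\rho$ and $\rho'$ are label words of saturated chains $(\mathcal{U}_j)$ and $(\mathcal{U}'_j)$ from $\mathcal{U}$ to $\mathcal{V}$ for one interval of $\mathsf{tors}\,\Lambda$. Given an element $(X_i)$ of $\mathrm{Fil}_w(X)$, the module $X_b/X_a$ is in the heart by (a). Replace the terms between $X_a$ and $X_b$ by the preimages of the $t_{\mathcal{U}'_j}(X_b/X_a)$. This is a bijection onto $\mathrm{Fil}_{w'}(X)$, since the $\rho$-filtration and the $\rho'$-filtration of $X_b/X_a$ are both unique. It is monotone: if $X_a\subseteq Y_a$ and $X_b\subseteq Y_b$, the induced map $X_b/X_a\to Y_b/Y_a$ sends $t_{\mathcal{U}'_j}(X_b/X_a)$ into $t_{\mathcal{U}'_j}(Y_b/Y_a)$, so the new terms are again nested. The inverse has the same form and is monotone too.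
\end{proof}

\begin{proposition}\label{prop:norm}
Every $m\in M$ is represented by finitely many words. Let $\|m\|$ be the largest length of such a word. Then $\|xy\|\ge\|x\|+\|y\|$, and $\|m\|=0$ only for $m=1$. The only unit of $M$ is $1$, every element has finitely many left and right divisors, and $\le$ is a partial order.
\end{proposition}

\begin{proof}
Let $w$ have length $r\ge1$, let $w'\equiv w$, and let $S$ be a brick. For each position $i$ of $w'$ occupied by $S$, the filtration with $X_j=0$ for $j<i$ and $X_j=S$ for $j\ge i$ lies in $\mathrm{Fil}_{w'}(S)$. These filtrations are distinct and form a chain. Along a strictly increasing chain in $\mathrm{Fil}_w(S)$, the integer $\sum_{1\le j<r}\ell(X_j)$ strictly increases within $[0,(r-1)\ell(S)]$, so such a chain has at most $(r-1)\ell(S)+1\le r\,\ell(S)$ elements. By Lemma~\ref{lem:fil}(b), $S$ occurs at most $r\,\ell(S)$ times in $w'$. There are finitely many bricks, so the length of $w'$ is bounded and there are finitely many $w'$. Concatenating longest words gives the inequality. If $xy=1$ then $\|x\|+\|y\|\le0$. A left or right divisor of $m$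 is represented by a prefix or suffix of a word for $m$. If $a=bx$ and $b=ay$, then $\|a\|\ge\|a\|+\|y\|+\|x\|$, so $x=y=1$.
\end{proof}

The same invariant recovers the heart from the label product. By Lemma~\ref{lem:fil}(b), the class $\mathcal{H}(m)=\{X:\mathrm{Fil}_w(X)\ne\emptyset\}$ does not depend on the word $w$ for $m$.

\begin{lemma}\label{lem:H}
We have $\mathcal{H}(\delta[\mathcal{U},\mathcal{V}])=\mathcal{V}\cap\mathcal{U}^{\perp}$, and in particular $\mathcal{H}(\Delta_W)=W$. If $\delta[\mathcal{U},\mathcal{X}]=\delta[\mathcal{U},\mathcal{Y}]$, then $\mathcal{X}=\mathcal{Y}$.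
\end{lemma}

\begin{proof}
The first claim is Lemma~\ref{lem:fil}(a), and the second follows from it by \eqref{eq:heart}.
\end{proof}

\subsection*{Cancellation}
The key property says that the only way for an element to begin with two different letters is the one visible in the relations. For $m\in M$ consider the statement
\begin{enumerate}
\item[$(\star_m)$] If $m=Sx=Ry$ with letters $S,R$, then: (i) if $S=R$, then $x=y$; (ii) if $S\ne R$, then $\{S,R\}\in\Omega$ and $x=\theta(S,R)z$, $y=\theta(R,S)z$ for some $z\in M$.
\end{enumerate}
We prove it by induction on $\|m\|$, and inside that by following a sequence of elementary moves from a word beginning with $S$ to a word beginning with $R$. The difficulty arises when the sequence passes through a third initial letter $Q$: we then know how $S$ relates to $Q$ and $Q$ to $R$, and must relate $S$ to $R$. Lemma~\ref{lem:descent} shows that $\{S,R,Q\}$ is a semibrick, and the following lemma moves the problem into the interval of rank three that it determines.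

\begin{lemma}\label{lem:join}
Let $t\in M$ and assume $(\star_m)$ for all $m$ with $\|m\|\le\|t\|$. If $\delta[\mathcal{U},\mathcal{V}_1]\le t$ and $\delta[\mathcal{U},\mathcal{V}_2]\le t$, then $\delta[\mathcal{U},\mathcal{V}_1\vee\mathcal{V}_2]\le t$.
\end{lemma}

\begin{proof}
Induct on $\|t\|$. If $\mathcal{U}=\mathcal{V}_1$ or $\mathcal{U}=\mathcal{V}_2$ there is nothing to prove. Otherwise choose covers $\mathcal{U}\subset\mathcal{U}_i\subseteq\mathcal{V}_i$ with labels $S_i$. Then $t=S_1x_1=S_2x_2$ with $\delta[\mathcal{U}_i,\mathcal{V}_i]\le x_i$ and $\|x_i\|<\|t\|$. If $\mathcal{U}_1=\mathcal{U}_2$, then $x_1=x_2$ by $(\star_t)$(i), induction gives $\delta[\mathcal{U}_1,\mathcal{V}_1\vee\mathcal{V}_2]\le x_1$, and we multiply by $S_1$. Otherwise $S_1\ne S_2$ by Lemma~\ref{lem:basic}(d), and $(\star_t)$(ii) gives $\delta[\mathcal{U}_1,\mathcal{U}_1\vee\mathcal{U}_2]=\theta(S_1,S_2)\le x_1$. By induction $\delta[\mathcal{U}_1,\mathcal{V}_1\vee\mathcal{U}_2]\le x_1$. Multiplying by $S_1$, we get $S_2\,\delta[\mathcal{U}_2,\mathcal{V}_1\vee\mathcal{U}_2]=\delta[\mathcal{U},\mathcal{V}_1\vee\mathcal{U}_2]\le t=S_2x_2$,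 and $(\star_t)$(i) gives $\delta[\mathcal{U}_2,\mathcal{V}_1\vee\mathcal{U}_2]\le x_2$. Induction applied to $x_2$ gives $\delta[\mathcal{U}_2,\mathcal{V}_1\vee\mathcal{V}_2]\le x_2$, and we multiply by $S_2$.
\end{proof}

\begin{proposition}\label{prop:star}
The statement $(\star_m)$ holds for all $m\in M$.
\end{proposition}

\begin{proof}
Induct on $\|m\|$. Applying part (i) letter by letter, we may cancel $c$ in any equality $cz_1=cz_2=t$ with $\|t\|<\|m\|$. Let $w_0=S\tilde{x}$ and $w_r=R\tilde{y}$ be words for $m$ in which $\tilde{x},\tilde{y}$ represent $x,y$, and let $w_0,w_1,\dots,w_r$ be a sequence of elementary moves. We induct on $r$, for all such pairs of words.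

If $r=0$, then $S=R$ and $x=y$. If $r=1$ and the replaced subword avoids the first letter, then $S=R$ and $\tilde{x}\equiv\tilde{y}$. If $r=1$ and it contains the first letter, then $w_0=S\theta(S,R)\tilde{z}$ and $w_1=R\theta(R,S)\tilde{z}$ with $\{S,R\}\in\Omega$, which is (ii).

Let $r\ge2$ and $w_1=Q\tilde{t}$, with $\tilde{t}$ representing $t$. Then $\|t\|<\|m\|$, and the claim holds for the pairs $(w_0,w_1)$ and $(w_1,w_r)$. If $S=Q$, then $x=t$ and the claim for $(w_1,w_r)$ is the one we want. If $Q=R$, then $t=y$ and the claim for $(w_0,w_1)$ is the one we want. If $S=R\ne Q$, then $x=\theta(S,Q)z_1$, $t=\theta(Q,S)z_1=\theta(Q,S)z_2$ and $y=\theta(S,Q)z_2$; cancelling in $t$ gives $z_1=z_2$, so $x=y$.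

Let $S,R,Q$ be distinct. Then $\{Q,S\},\{Q,R\}\in\Omega$ and
\[
x=\theta(S,Q)z_1,\qquad t=\theta(Q,S)z_1=\theta(Q,R)z_2,\qquad y=\theta(R,Q)z_2 .
\]
The first letters $a,b$ of $\theta(Q,S)$ and $\theta(Q,R)$ are distinct by Lemma~\ref{lem:descent}. So $\{a,b\}\in\Omega$ by $(\star_t)$, and $\{S,R\}\in\Omega$ by Lemma~\ref{lem:descent} again. Thus $\{S,R,Q\}$ is a semibrick. Let $\mathcal{U}_S,\mathcal{U}_R,\mathcal{U}_Q$ be the covers of $\mathcal{U}={}^{\perp}\{S,R,Q\}$ from Lemma~\ref{lem:semibrick}(b), and let $\mathcal{V}$ be their join. By Lemma~\ref{lem:path}, $\theta(Q,S)=\delta[\mathcal{U}_Q,\mathcal{U}_Q\vee\mathcal{U}_S]$, and the same holds for every ordered pair of the three letters. Lemma~\ref{lem:join} gives $t=\delta[\mathcal{U}_Q,\mathcal{V}]\,z=\theta(Q,S)\,\delta[\mathcal{U}_Q\vee\mathcal{U}_S,\mathcal{V}]\,z$ for some $z$. Cancelling in $t$ gives $z_1=\delta[\mathcal{U}_Q\vee\mathcal{U}_S,\mathcal{V}]\,z$, hence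
\[
x=\delta[\mathcal{U}_S,\mathcal{U}_S\vee\mathcal{U}_Q]\,z_1=\delta[\mathcal{U}_S,\mathcal{V}]\,z=\theta(S,R)\,\delta[\mathcal{U}_S\vee\mathcal{U}_R,\mathcal{V}]\,z .
\]
The same computation with $R$ in place of $S$ gives $y=\theta(R,S)\,\delta[\mathcal{U}_S\vee\mathcal{U}_R,\mathcal{V}]\,z$.
\end{proof}

\subsection*{Least common multiples}

\begin{corollary}\label{cor:lcm}
\begin{enumerate}
\item[(a)] The monoid $M$ is left and right cancellative.
\item[(b)] Two elements with a common right (left) multiple have a right (left) lcm.
\item[(c)] Letters that pairwise have common right multiples form a semibrick. For a semibrick $I$, the element $\Delta_{\mathsf{Filt}(I)}$ is a right multiple of each $S\in I$ and a left divisor of every common right multiple of the $S\in I$.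
\end{enumerate}
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:duality} it suffices to treat left cancellation and right lcm's. Left cancellation is $(\star)$(i), applied letter by letter.

(b) Let $m$ be a common right multiple of $a$ and $b$; induct on $\|m\|$. If $a=1$ or $b=1$ the other element is an lcm. Let $a=Sa'$ and $b=Rb'$ with letters $S,R$. If $S=R$, the common right multiples of $a,b$ are, by cancellation, the $Sn'$ with $n'$ a common right multiple of $a',b'$. One such $n'$ has norm less than $\|m\|$, so $a',b'$ have an lcm $l$, and $Sl$ is an lcm of $a,b$.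

Let $S\ne R$, and let $n$ be any common right multiple of $a,b$. Write $n=Sn'=Rn''$, so that $a'\le n'$ and $b'\le n''$. By $(\star_n)$(ii), $\theta(S,R)\le n'$. For $n=m$ this shows by induction that $a'$ and $\theta(S,R)$ have an lcm $l_1$; and $l_1\le n'$ for all $n$. As $R\theta(R,S)=S\theta(S,R)\le Sl_1$, we can write $Sl_1=Rc$. Then $Rc\le n=Rn''$, so $c\le n''$. For $n=m$ this shows by induction that $b'$ and $c$ have an lcm $l_2$; and $l_2\le n''$, so $Rl_2\le n$, for all $n$. Finally $b=Rb'\le Rl_2$ and $a=Sa'\le Sl_1=Rc\le Rl_2$. So $Rl_2$ is an lcm of $a$ and $b$.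

(c) The first claim is $(\star)$(ii). With $\mathcal{U}={}^{\perp}I$ and the covers $\mathcal{U}_S$ of Lemma~\ref{lem:semibrick}(b), we have $S=\delta[\mathcal{U},\mathcal{U}_S]$, and $\Delta_{\mathsf{Filt}(I)}=\delta[\mathcal{U},\mathcal{U}\vee\bigvee\mathcal{U}_S]$ by Lemma~\ref{lem:semibrick}(a). The hypothesis of Lemma~\ref{lem:join} now always holds, and repeated use of it gives the claim.
\end{proof}

The right lcm is unique since $\le$ is a partial order. We denote it by $a\vee b$ and define $a\backslash b$ by $a(a\backslash b)=a\vee b$. For $\{S,R\}\in\Omega$, $(\star)$(ii) says $S\backslash R=\theta(S,R)$. Complements of products are computed in stages: if $xy$ and $b$ have a common right multiple, then so do $y$ and $x\backslash b$, and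
\begin{equation}\label{eq:complement}
xy\vee b=x\,\big(y\vee(x\backslash b)\big),\qquad (xy)\backslash b=y\backslash(x\backslash b),\qquad b\backslash(xy)=(b\backslash x)\,\big((x\backslash b)\backslash y\big).
\end{equation}
Indeed, for $n=xn'$ we have $b\le n$ if and only if $x(x\backslash b)\le n$, that is $x\backslash b\le n'$; and $xy\le n$ if and only if $y\le n'$. This gives the first identity. Its right side equals $xy\,\big(y\backslash(x\backslash b)\big)$, which gives the second, and it also equals $x(x\backslash b)\big((x\backslash b)\backslash y\big)=b\,(b\backslash x)\big((x\backslash b)\backslash y\big)$, which gives the third.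

The last result of this section says that the interval $[\mathcal{U},\mathcal{V}]$ is visible in $M$ as the set of left divisors of its label product.

\begin{lemma}\label{lem:divisors}
The left divisors of $\delta[\mathcal{U},\mathcal{V}]$ are the elements $\delta[\mathcal{U},\mathcal{X}]$ with $\mathcal{U}\subseteq\mathcal{X}\subseteq\mathcal{V}$.
\end{lemma}

\begin{proof}
These elements are left divisors. For the converse induct on $\|\delta[\mathcal{U},\mathcal{V}]\|$. Let $d=Rd'$ be a left divisor other than $1$, with $R$ a letter; then $\mathcal{U}\ne\mathcal{V}$. It suffices to find a cover $\mathcal{U}\subset\mathcal{U}_R\subseteq\mathcal{V}$ with label $R$: then $d'\le\delta[\mathcal{U}_R,\mathcal{V}]$ by cancellation, $d'=\delta[\mathcal{U}_R,\mathcal{X}]$ by induction, and $d=\delta[\mathcal{U},\mathcal{X}]$. Take any cover $\mathcal{U}\subset\mathcal{U}_1\subseteq\mathcal{V}$, with label $S$, and suppose $S\ne R$. By $(\star)$(ii), $\{S,R\}\in\Omega$ and $\theta(S,R)\le\delta[\mathcal{U}_1,\mathcal{V}]$, so $\theta(S,R)=\delta[\mathcal{U}_1,\mathcal{Y}]$ with $\mathcal{Y}\subseteq\mathcal{V}$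 by induction. Then $\delta[\mathcal{U},\mathcal{Y}]=S\theta(S,R)=\Delta_{\mathsf{Filt}(S,R)}$, so $[\mathcal{U},\mathcal{Y}]$ has heart $\mathsf{Filt}(S,R)$ by Lemma~\ref{lem:H}. Lemma~\ref{lem:semibrick}(c) provides the cover $\mathcal{U}_R\subseteq\mathcal{Y}$.
\end{proof}

\section{The $3$-Ore condition}\label{sec:ore}

A monoid satisfies the \emph{right (left) $3$-Ore condition} if any three elements that pairwise have common right (left) multiples have a common right (left) multiple. For three letters of $M$ this is Corollary~\ref{cor:lcm}(c): being a semibrick is a pairwise condition. For words $u=u_1u_2$, $v$, $w$ the natural reduction replaces the triple $(u,v,w)$ by $(u_2,\ u_1\backslash v,\ u_1\backslash w)$. It is not evident that this terminates. The norm is of no use, since the common multiple whose norm one would like to induct on is not yet known to exist, and the words may grow: in Example~\ref{ex:A2}, $S_1\backslash S_2=PS_2$. But by Lemma~\ref{lem:last} the new letters are long modules, and lengths of bricks are bounded. We therefore count letters by module length, giving priority to short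 ones.

For a word $u=S_1\cdots S_r$ let $p_u=\sum_iq^{\ell(S_i)}\in\mathbb{N}[q]$, so that $p_{uv}=p_u+p_v$, and let $\lambda(u)=\min_i\ell(S_i)$, with $\lambda=\infty$ for the empty word. For $f,g\in\mathbb{N}[q]$ write $f\le_tg$ if the coefficient of $q^j$ in $f$ is at most that in $g$ for all $j<t$. If $f\le_tg$ and $f'\le_tg'$ and none of these polynomials has a constant term, then $ff'\le_{t+1}gg'$, because the coefficient of $q^j$ with $j\le t$ in a product involves only coefficients of degree less than $t$. Words are also regarded as elements of $M$.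

\begin{lemma}\label{lem:reversing}
Let $u,v$ be words with a common right multiple in $M$, and let $t=\lambda(u)+\lambda(v)$. There are words $v'$ for $u\backslash v$ and $u'$ for $v\backslash u$ such that
\begin{enumerate}
\item[(i)] $p_{v'}\le_tp_v$ and $p_{u'}\le_tp_u$;
\item[(ii)] every letter of $u'$ and $v'$ lies in $\mathsf{Filt}(\mathcal{L})$, where $\mathcal{L}$ is the set of letters of $u$ and $v$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induct lexicographically on the pair formed by $\|u\vee v\|$ and the total number of letters of $u$ and $v$. If one word is empty, take $u'=u$ and $v'=v$. If $u=v$ is a letter, take both empty. If $u=S\ne R=v$ are letters, take $v'=\theta(S,R)$ and $u'=\theta(R,S)$; by Lemma~\ref{lem:last} all letters but the last have length at least $t$.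

Otherwise, by symmetry, $u=u_1u_2$ with both parts nonempty and $v$ nonempty. The pair $(u_1,v)$ is smaller, since $u_1\vee v\le u\vee v$ and $u_1$ has fewer letters. Induction gives words $v_1$ for $u_1\backslash v$ and $u_1'$ for $v\backslash u_1$, with (i) valid for the bound $\lambda(u_1)+\lambda(v)\ge t$. By \eqref{eq:complement}, $u\vee v=u_1(u_2\vee v_1)$, so $\|u_2\vee v_1\|<\|u\vee v\|$, and induction gives words $v'$ for $u_2\backslash v_1$ and $u_2'$ for $v_1\backslash u_2$, with (i) valid for the bound $\lambda(u_2)+\lambda(v_1)$. This bound is at least $t$. Indeed, if $\lambda(v_1)<t$, then $p_{v_1}\le_tp_v$ shows that $v$ has a letter of length $\lambda(v_1)$, so $\lambda(v_1)\ge\lambda(v)$, and $\lambda(u_2)\ge\lambda(u)$. Put $u'=u_1'u_2'$. By \eqref{eq:complement}, $v'$ and $u'$ represent $u\backslash v$ and $v\backslash u$. We have $p_{v'}\le_tp_{v_1}\le_tp_v$ and $p_{u'}=p_{u_1'}+p_{u_2'}\le_tp_{u_1}+p_{u_2}=p_u$. For (ii), the letters of $v_1$ and $u_1'$ lie in $\mathsf{Filt}(\mathcal{L})$, and those of $v'$ and $u_2'$ are filtered by letters of $u_2$ and $v_1$, so they lie in $\mathsf{Filt}(\mathcal{L})$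 too.
\end{proof}

\begin{proposition}\label{prop:ore}
The monoid $M(\Lambda)$ satisfies the right and the left $3$-Ore condition.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:duality} it suffices to treat right multiples. Let $d$ be the largest length of a brick. For words $u,v,w$ put $\mu(u,v,w)=p_up_v+p_up_w+p_vp_w$, a symmetric expression of degree at most $2d$. Order polynomials by $f\prec g$ if in the lowest degree where they differ $f$ has the smaller coefficient. On polynomials of degree at most $2d$ this is the lexicographic order on $\mathbb{N}^{2d+1}$, which is well-founded. (The bound is needed, as $q\succ q^2\succ q^3\succ\cdots$; it comes from the finiteness of the set of bricks.) We prove by induction on $\mu(u,v,w)$ that words $u,v,w$ that pairwise have common right multiples have a common right multiple.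

If one word is empty, a common multiple of the other two will do. If all three are letters, use Corollary~\ref{cor:lcm}(c). Otherwise all are nonempty and, say, $u=u_1u_2$ with nonempty parts. We have $\mu(u,v,w)=\mu(u_1,v,w)+p_{u_2}(p_v+p_w)$, so $\mu(u_1,v,w)\prec\mu(u,v,w)$. By induction $u_1,v,w$ have a common right multiple $u_1n'$, and $n'$ is a common right multiple of $u_1\backslash v$ and $u_1\backslash w$. By the sentence preceding \eqref{eq:complement}, $u_2$ has a common right multiple with $u_1\backslash v$ and one with $u_1\backslash w$. Choose words $v',w'$ for $u_1\backslash v$ and $u_1\backslash w$ as in Lemma~\ref{lem:reversing}, and let $t=\lambda(u_1)+\min(\lambda(v),\lambda(w))$. Then $p_{v'}\le_tp_v$ and $p_{w'}\le_tp_w$, hence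
\[
\mu(u_2,v',w')\ \le_{t+1}\ \mu(u_2,v,w)=\mu(u,v,w)-p_{u_1}(p_v+p_w).
\]
The polynomial $p_{u_1}(p_v+p_w)$ has a positive coefficient in degree $t$, so $\mu(u_2,v',w')\prec\mu(u,v,w)$. By induction $u_2,v',w'$ have a common right multiple $n$. Then $u_1n$ is a right multiple of $u_1u_2=u$, of $u_1v'=u_1\vee v$ and of $u_1w'=u_1\vee w$.
\end{proof}

\section{An asphericity theorem for monoids}\label{sec:asph}

We regard a monoid $M$ as a category with one object $*$, in which ``first $m$, then $m'$'' is $mm'$, and $BM$ is its classifying space.

\begin{theorem}\label{thm:asph}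
Let $M$ be a monoid such that
\begin{enumerate}
\item[(M1)] $M$ is left and right cancellative and $1$ is its only unit;
\item[(M2)] every element has finitely many left divisors and finitely many right divisors;
\item[(M3)] two elements with a common right (left) multiple have a right (left) lcm;
\item[(M4)] $M$ satisfies the right and the left $3$-Ore condition.
\end{enumerate}
Then $BM$ is a $K(\mathrm{Gr}(M),1)$, and $M\to\mathrm{Gr}(M)$ is injective.
\end{theorem}

Throughout this section $M$ satisfies (M1)--(M4). If $xy=1$, then $xyx=x$ gives $yx=1$, so $x=y=1$ by (M1). It follows that $\le$ is a partial order and that lcm's are unique; $\vee$ denotes the right lcm.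

A set on which all elements of $M$ act by bijections gives a covering space of $BM$, and we want a contractible one. The right action of $M$ on itself gives a contractible space, but it is not bijective: predecessors are missing. Adjoining them destroys the property that successors exist, so we adjoin successors, and continue in alternation. The intermediate stages are sets with a partial action.

\begin{definition}
A \emph{partial $M$-set} is a set $K$ with relations $p\xrightarrow{m}q$ $(p,q\in K,\ m\in M)$ such that
\begin{enumerate}
\item[(A1)] $p\xrightarrow{1}q$ if and only if $p=q$;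
\item[(A2)] given $p$ and $m$ there is at most one $q$ with $p\xrightarrow{m}q$, written $p\cdot m$; given $q$ and $m$ there is at most one such $p$, written $q\cdot m^{-1}$;
\item[(A3)] $p\xrightarrow{m_1m_2}q$ if and only if $p\xrightarrow{m_1}r\xrightarrow{m_2}q$ for some $r$.
\end{enumerate}
The category $\mathcal{C}(K)$ has object set $K$ and the triples $p\xrightarrow{m}q$ as morphisms. Let $\mathrm{Up}(p)$ be the set of $m$ such that $p\cdot m$ exists, and $\mathrm{Down}(p)$ the set of $m$ such that $p\cdot m^{-1}$ exists. We call $K$ \emph{up-complete} if $\mathrm{Up}(p)=M$ for all $p$, and \emph{down-complete} if $\mathrm{Down}(p)=M$ for all $p$. Consider the conditions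
\begin{enumerate}
\item[(U)] if $a,b\in\mathrm{Up}(p)$ have a common right multiple, then $a\vee b\in\mathrm{Up}(p)$;
\item[(D)] if $a,b\in\mathrm{Down}(p)$ have a common left multiple, then their left lcm lies in $\mathrm{Down}(p)$.
\end{enumerate}
\end{definition}

By (A3), $\mathrm{Up}(p)$ is closed under left divisors. Reversing all relations turns $K$ into a partial $M^{\mathrm{op}}$-set with category $\mathcal{C}(K)^{\mathrm{op}}$, exchanging up with down and (U) with (D). The hypotheses (M1)--(M4) hold for $M^{\mathrm{op}}$, and $B\mathcal{C}\cong B\mathcal{C}^{\mathrm{op}}$, so the next proposition has a dual. Recall that a natural transformation between two functors induces a homotopy between the maps on classifying spaces; in particular a category with an initial object is \emph{contractible}, meaning that its classifying space is.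

\begin{proposition}\label{prop:completion}
Let $K$ be a down-complete partial $M$-set satisfying \textup{(U)}. There is an up-complete partial $M$-set $K^+\supseteq K$ satisfying \textup{(D)}, whose relations restrict to those of $K$, such that $B\mathcal{C}(K)\to B\mathcal{C}(K^+)$ is a homotopy equivalence.
\end{proposition}

\begin{proof}
A new point should be a formal successor ``$p\cdot m$''. To get a normal form, we move as much of $m$ as possible into $p$. For $p\in K$ and $m\in M$ the set $\{u\in\mathrm{Up}(p):u\le m\}$ is finite by (M2), contains $1$, and is closed under $\vee$ by (M3) and (U). So it has a greatest element $\max_p(m)$. Call $m$ \emph{$p$-reduced} if $\max_p(m)=1$. Let $K^+$ be the set of pairs $(p,m)$ with $m$ $p$-reduced, embed $K$ by $p\mapsto(p,1)$, and define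
\[
(p,m)\cdot s=(p\cdot u,m''),\qquad\text{where }u=\max\nolimits_p(ms)\text{ and }ms=um''.
\]
Here $m''$ is $(p\cdot u)$-reduced: if $v\in\mathrm{Up}(p\cdot u)$ and $v\le m''$, then $uv\in\mathrm{Up}(p)$ by (A3) and $uv\le ms$, so $uv\le u$ and $v=1$.

\emph{This is a right action.} We have $(p,m)\cdot1=(p,m)$ since $m$ is $p$-reduced. With the notation above let $u'=\max_{p\cdot u}(m''s')$. We claim
\begin{equation}\label{eq:max}
\max\nolimits_p(mss')=uu'.
\end{equation}
The left side is a right multiple of $u$, say $uv'$. By (A3) and (A2), $v'\in\mathrm{Up}(p\cdot u)$, and cancelling $u$ in $uv'\le um''s'$ gives $v'\le m''s'$; so $v'\le u'$. Conversely $uu'\in\mathrm{Up}(p)$ and $uu'\le um''s'=mss'$, so $u'\le v'$. If $m''s'=u'm'''$, then $mss'=uu'm'''$, and both $((p,m)\cdot s)\cdot s'$ and $(p,m)\cdot ss'$ equal $(p\cdot uu',m''')$. The relations defined by an everywhere defined action satisfy (A1), (A3) and the first half of (A2), and $K^+$ is up-complete. For $p,q\in K$ we have $(p,1)\cdot s=(q,1)$ if and only if $\max_p(s)=s$ and $p\cdot s=q$, that is, $p\xrightarrow{s}q$ in $K$.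

\emph{Predecessors.} Let $(o,c)\in K^+$ and $s\in M$. We claim that there is at most one $(p,m)$ with $(p,m)\cdot s=(o,c)$, and that there is one if and only if $s$ and $c$ have a common left multiple.

Suppose $(p,m)\cdot s=(o,c)$, so $p\cdot u=o$ and $ms=uc$. Then $s,c$ have a left lcm $m_0s=u_0c$, and $ms=uc$ is $j\,m_0s=j\,u_0c$ for some $j\in M$. Right cancellation gives $m=jm_0$ and $u=ju_0$. Then $j\in\mathrm{Up}(p)$ and $j\le m$, so $j=1$. Hence $m=m_0$ and $p=o\cdot u_0^{-1}$ are determined.

Conversely let $m_0s=u_0c$ be the left lcm, and put $p=o\cdot u_0^{-1}$, which exists because $K$ is down-complete. Let $w\in\mathrm{Up}(p)$ with $w\le u_0c$. By (U), $w\vee u_0=u_0v$ lies in $\mathrm{Up}(p)$, so $v\in\mathrm{Up}(o)$; and $u_0v\le u_0c$ gives $v\le c$. As $c$ is $o$-reduced, $v=1$ and $w\le u_0$. Hence $\max_p(m_0s)=u_0$. It remains to see that $m_0$ is $p$-reduced. Let $j=\max_p(m_0)$. Then $j\le m_0s$, so $j\le u_0$. Write $m_0=jm_0'$ and $u_0=ju_0'$; cancelling $j$ gives $m_0's=u_0'c$. This common left multiple of $s,c$ has the form $j'm_0s=j'jm_0's$, so $j'j=1$ and $j=1$. Thus $(p,m_0)\in K^+$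 and $(p,m_0)\cdot s=(p\cdot u_0,c)=(o,c)$.

So (A2) holds, and
\begin{equation}\label{eq:down}
\mathrm{Down}\big((o,c)\big)=\{s\in M:\ s\text{ and }c\text{ have a common left multiple}\}.
\end{equation}
If $s,s'$ lie in this set and have a common left multiple, then $s,s',c$ have a common left multiple by (M4). It is a left multiple of the left lcm of $s,s'$, which therefore lies in the set. This is (D).

\emph{Homotopy equivalence.} Define $r\colon\mathcal{C}(K^+)\to\mathcal{C}(K)$ by $(p,m)\mapsto p$, sending the morphism $(p,m)\xrightarrow{s}(p\cdot u,m'')$ to $p\xrightarrow{u}p\cdot u$. It is a functor by \eqref{eq:max}. If $i$ is the inclusion, then $ri=\mathrm{id}$. Since $m$ is $p$-reduced, $(p,1)\cdot m=(p,m)$, and the morphisms $(p,1)\xrightarrow{m}(p,m)$ form a natural transformation $ir\Rightarrow\mathrm{id}$: the two composites $(p,1)\to(p\cdot u,m'')$ have labels $ms$ and $um''$, which are equal.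
\end{proof}

The proof shows the role of the hypotheses. Finiteness of the sets of divisors is used only to define $\max_p$. The $3$-Ore condition is used only to obtain (D), and by \eqref{eq:down} condition (D) at $(o,c)$ is exactly the left $3$-Ore condition for triples containing $c$. Without (D) the dual step could not start, since the analogue of $\max_p$ would not be available.

\begin{proof}[Proof of Theorem~\ref{thm:asph}]
Let $K_0=M$ with the relations $p\xrightarrow{m}pm$; (A2) holds by right cancellation. It is up-complete. The set $\mathrm{Down}(q)$ consists of the right divisors of $q$, and $q$ is a left multiple of the left lcm of any two of them, so (D) holds. The object $1$ is initial in $\mathcal{C}(K_0)$. Apply the dual of Proposition~\ref{prop:completion}, then the proposition, and so on. This gives $K_0\subseteq K_1\subseteq K_2\subseteq\cdots$, with $K_i$ up-complete for even $i$ and down-complete for odd $i$, with compatible relations and all $\mathcal{C}(K_i)$ contractible. Each of (A1)--(A3) involves finitely many points, so the union $K_{\infty}$ is a partial $M$-set, and it is both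 up- and down-complete. Thus $K_{\infty}$ is a right $M$-set on which each $m$ acts bijectively, hence a right $\mathrm{Gr}(M)$-set. The complex $B\mathcal{C}(K_{\infty})$ is the increasing union of the contractible subcomplexes $B\mathcal{C}(K_i)$. Every map from a sphere has compact image and lands in one of them, so all homotopy groups vanish and $B\mathcal{C}(K_{\infty})$ is contractible by Whitehead's theorem.

A $j$-simplex of $N\mathcal{C}(K_{\infty})$ is a point $e$ with a sequence $(m_1,\dots,m_j)$, its vertices are $e,\ e\cdot m_1,\ \dots,\ e\cdot m_1\cdots m_j$, and it maps to the simplex $(m_1,\dots,m_j)$ of $NM$. By bijectivity, a simplex of $NM$ has exactly one lift with a prescribed $i$-th vertex, for each $i$. A simplicial map with this property realizes to a covering map (Gabriel--Zisman; this is the construction in \cite[\S1, Prop.~1]{Quillen}). So $B\mathcal{C}(K_{\infty})\to BM$ is a covering with contractible total space and fiber $K_{\infty}$ over the vertex, and $BM$ is aspherical. The edges of $NM$ generate $\pi_1(BM)$ and the $2$-simplices impose the multiplication table, so $\pi_1(BM)=\mathrm{Gr}(M)$.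 An edge $m$ lifts from $e$ to $e\cdot m$, and traversed backwards from $e$ to $e\cdot m^{-1}$. So the lift starting at $1\in K_0$ of a loop representing $g$ ends at $1\cdot g$. Since the total space is connected and simply connected,
\begin{equation}\label{eq:orbit}
\mathrm{Gr}(M)\to K_{\infty},\quad g\mapsto1\cdot g,\qquad\text{is a bijection.}
\end{equation}
As $1\cdot m=m\in K_0\subseteq K_{\infty}$, the map $M\to\mathrm{Gr}(M)$ is injective.
\end{proof}

\begin{example}
For the free monoid on one letter, $K_1=\mathbb{Z}$ and the process stops. For the free monoid on two letters, the dual step adjoins the pairs $(q,m)$ such that no nonempty suffix of $m$ is a suffix of $q$, that is, the freely reduced expressions $qm^{-1}$. By the dual of \eqref{eq:down}, $qm^{-1}$ can be multiplied by $s$ inside $K_1$ only if one of $s,m$ is a prefix of the other, so $K_1$ is not up-complete. The stage $K_i$ consists of the reduced words made of at most $i+1$ alternately positive and negative blocks, starting with a possibly empty positive one, and $K_{\infty}$ is the free group.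
\end{example}

The construction is compatible with suitable submonoids; this is used for Theorem~\ref{thm:byproducts}(c).

\begin{proposition}\label{prop:submonoid}
Let $M'\subseteq M$ be a submonoid such that \textup{(i)} $xy\in M'$ implies $x,y\in M'$, and \textup{(ii)} two elements of $M'$ with a common right (left) multiple in $M$ have one in $M'$. Then $\mathrm{Gr}(M')\to\mathrm{Gr}(M)$ is injective.
\end{proposition}

\begin{proof}
By (i), all divisors in $M$ of an element of $M'$ lie in $M'$, and divisibility among elements of $M'$ is the same in $M'$ and in $M$. So (M1) and (M2) pass to $M'$. If $a,b\in M'$ have an lcm in $M$, it divides a common multiple in $M'$ by (ii), so it lies in $M'$ and is an lcm there. If $a,b,c\in M'$ pairwise have common multiples, then the lcm of $a,b$ lies in $M'$ and has a common multiple with $c$ in $M$, hence in $M'$. So $M'$ satisfies (M1)--(M4).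

Let $L_i$ and $K_i$ be the stages of the construction for $M'$ and $M$. We show by induction that $L_i\subseteq K_i$ is \emph{saturated}: for $p\in L_i$ and $s\in M'$, the point $p\cdot s$ exists in $K_i$ if and only if it exists in $L_i$, with the same value, and the same holds for $p\cdot s^{-1}$. For $i=0$, successors exist and agree, and if $q=ps\in M'$ then $p\in M'$ by (i). Consider a step $L\subseteq K$ to $L^+,K^+$ as in Proposition~\ref{prop:completion}. For $p\in L$ and $m\in M'$ the set $\{u\in\mathrm{Up}(p):u\le m\}$ consists of elements of $M'$, so it is the same for $L$ and $K$. Hence $\max_p(m)$, the notion of being $p$-reduced, and the formula for $(p,m)\cdot s$ with $s\in M'$ agree, and $L^+\subseteq K^+$ compatibly with the embeddings of $L$ and $K$. By \eqref{eq:down} and (ii), $s\in M'$ lies in $\mathrm{Down}((o,c))$ for $K^+$ if and only if it does for $L^+$. A predecessor in $L^+$ is one in $K^+$, so the two agree by (A2). Conditions (i) and (ii) also hold for $M'^{\mathrm{op}}\subseteq M^{\mathrm{op}}$, so the dual step is covered.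

Hence $L_{\infty}\subseteq K_{\infty}$ is $\mathrm{Gr}(M')$-equivariant, with the same base point $1$. If $g\in\mathrm{Gr}(M')$ becomes trivial in $\mathrm{Gr}(M)$, then $1\cdot g=1$ in $K_{\infty}$, hence in $L_{\infty}$, and $g=1$ by \eqref{eq:orbit} for $M'$.
\end{proof}

\begin{corollary}\label{cor:BM}
The space $BM(\Lambda)$ is a $K(G(\Lambda),1)$, and $M(\Lambda)\to\mathrm{Gr}(M(\Lambda))\cong G(\Lambda)$ is injective.
\end{corollary}

\begin{proof}
Conditions (M1)--(M4) hold by Proposition~\ref{prop:norm}, Corollary~\ref{cor:lcm} and Proposition~\ref{prop:ore}. Apply Theorem~\ref{thm:asph} and Lemma~\ref{lem:path}.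
\end{proof}

\section{Comparison of $\mathfrak{W}(\Lambda)$ with the picture monoid}\label{sec:comparison}

Let $M=M(\Lambda)$. As in Example~\ref{ex:k}, we send a morphism to the label product from $0$ up to the bottom of its interval:
\[
\gamma(g^{\mathcal{A}}_U)=\delta[0,\mathcal{T}^-_{\mathcal{A},U}]\in M\qquad\text{(interval in $\mathsf{tors}\,\mathcal{A}$)}.
\]

\begin{lemma}\label{lem:functor}
The map $\gamma$ is a functor $\mathfrak{W}(\Lambda)\to M$.
\end{lemma}

\begin{proof}
We have $\gamma(g^{\mathcal{A}}_0)=\delta[0,0]=1$. Let $\mathcal{A}'=J_{\mathcal{A}}(U)$, $V\in\mathsf{s}\tau\text{-}\mathsf{rigid}\,\mathcal{A}'$, $U'=U\sqcup E^{\mathcal{A}}_U(V)$ and $\mathcal{A}''=J_{\mathcal{A}'}(V)=J_{\mathcal{A}}(U')$. For $T\in\mathsf{s}\tau\text{-}\mathsf{tilt}\,\mathcal{A}''$, the two bracketings of $g^{\mathcal{A}''}_T\circ g^{\mathcal{A}'}_V\circ g^{\mathcal{A}}_U$ agree, so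
\[
U\sqcup E^{\mathcal{A}}_U\big(V\sqcup E^{\mathcal{A}'}_V(T)\big)=U'\sqcup E^{\mathcal{A}}_{U'}(T).
\]
By \eqref{eq:BM} this reads $(F^{\mathcal{A}}_U)^{-1}\big((F^{\mathcal{A}'}_V)^{-1}(T)\big)=(F^{\mathcal{A}}_{U'})^{-1}(T)$. Letting $T$ vary, $F^{\mathcal{A}}_U$ maps the support $\tau$-tilting pairs of $\mathcal{A}$ containing $U'$ onto those of $\mathcal{A}'$ containing $V$. By (F2), the isomorphism $[\mathcal{T}^-_{\mathcal{A},U},\mathcal{T}^+_{\mathcal{A},U}]\cong\mathsf{tors}\,\mathcal{A}'$ therefore maps $[\mathcal{T}^-_{\mathcal{A},U'},\mathcal{T}^+_{\mathcal{A},U'}]$ onto $[\mathcal{T}^-_{\mathcal{A}',V},\mathcal{T}^+_{\mathcal{A}',V}]$, and minimum to minimum. It preserves labels and sends $\mathcal{T}^-_{\mathcal{A},U}$ to $0$, so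
\[
\gamma(g^{\mathcal{A}}_{U'})=\delta[0,\mathcal{T}^-_{\mathcal{A},U}]\ \delta[\mathcal{T}^-_{\mathcal{A},U},\mathcal{T}^-_{\mathcal{A},U'}]=\gamma(g^{\mathcal{A}}_U)\,\gamma(g^{\mathcal{A}'}_V).\qedhere
\]
\end{proof}

We recall two tools. For a functor $f\colon\mathcal{C}\to\mathcal{C}'$ and an object $Y$ of $\mathcal{C}'$, the comma category $Y\backslash f$ has objects $(X,v\colon Y\to fX)$, and a morphism $(X,v)\to(X',v')$ is a morphism $u\colon X\to X'$ with $f(u)\circ v=v'$; the category $f/Y$ is defined dually with morphisms $fX\to Y$. \emph{Quillen's Theorem~A} states that $Bf$ is a homotopy equivalence if all $Y\backslash f$ are contractible, or if all $f/Y$ are contractible. The second tool is a \emph{gluing principle}: if $X_1,\dots,X_r$ $(r\ge1)$ are subcomplexes of a CW complex and $\bigcap_{i\in I}X_i$ is contractible for every nonempty $I$, then $\bigcup X_i$ is contractible. For $r=2$, $X_1\cup X_2\simeq(X_1\cup X_2)/X_2=X_1/(X_1\cap X_2)\simeq X_1$. For larger $r$, apply this to $X_1\cup\dots\cup X_{r-1}$ and $X_r$, whose intersection is the union of the $X_i\cap X_r$ and is contractible by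 induction.

Let $\mathcal{D}=*\backslash\gamma$. Its objects are the pairs $(\mathcal{A},m)$ with $\mathcal{A}$ an object of $\mathfrak{W}(\Lambda)$ and $m\in M$, and the morphisms $(\mathcal{A},m)\to(\mathcal{A}',m')$ are the $g^{\mathcal{A}}_U$ with $J_{\mathcal{A}}(U)=\mathcal{A}'$ and $m'=m\,\gamma(g^{\mathcal{A}}_U)$. Think of $(\mathcal{A},m)$ as the interval from $m$ to $m\Delta_{\mathcal{A}}$ in the poset $(M,\le)$. Morphisms shrink intervals: for a morphism as above,
\begin{equation}\label{eq:shrink}
m\le m',\qquad m'\Delta_{\mathcal{A}'}=m\,\delta[0,\mathcal{T}^-_{\mathcal{A},U}]\,\delta[\mathcal{T}^-_{\mathcal{A},U},\mathcal{T}^+_{\mathcal{A},U}]=m\,\delta[0,\mathcal{T}^+_{\mathcal{A},U}]\le m\Delta_{\mathcal{A}}.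
\end{equation}
The category $\mathcal{D}$ is infinite, and $M$ has no common multiples in general, so we cut it into finite pieces. For $x\le y$ in $M$ let $\mathcal{D}[x,y]$ be the full subcategory on the $(\mathcal{A},m)$ with $x\le m$ and $m\Delta_{\mathcal{A}}\le y$. By \eqref{eq:shrink} it is a \emph{cosieve}: a full subcategory that contains the target of every morphism whose source it contains. Unions and intersections of cosieves are cosieves. A chain of morphisms lies in a cosieve as soon as its first object does, so the nerve of a union or intersection of cosieves is the union or intersection of the nerves, and the gluing principle applies to cosieves.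

The first piece to understand is a single interval. In Example~\ref{ex:A2}, the next lemma for $W=\mathsf{mod}\,\Lambda$ concerns the eleven faces of the solid pentagon.

\begin{lemma}\label{lem:initial}
For every object $W$ of $\mathfrak{W}(\Lambda)$ and $x\in M$, the object $(W,x)$ is initial in $\mathcal{D}[x,x\Delta_W]$.
\end{lemma}

\begin{proof}
All intervals in this proof are in $\mathsf{tors}\,W$; Lemmas~\ref{lem:H} and \ref{lem:divisors} apply to them by Remark~\ref{rem:transfer}. Let $(\mathcal{A},xm_0)$ be an object, so $m_0\Delta_{\mathcal{A}}\le\Delta_W=\delta[0,W]$ by cancellation. Two applications of Lemma~\ref{lem:divisors} give $m_0\Delta_{\mathcal{A}}=\delta[0,\mathcal{Y}]$ and $m_0=\delta[0,\mathcal{X}]$ with $\mathcal{X}\subseteq\mathcal{Y}$, and cancellation gives $\Delta_{\mathcal{A}}=\delta[\mathcal{X},\mathcal{Y}]$. By Lemma~\ref{lem:H} the heart of $[\mathcal{X},\mathcal{Y}]$ is $\mathcal{A}$, which is $\mathsf{Filt}$ of the semibrick of its simple objects. By parts (c) and (a) of Lemma~\ref{lem:semibrick}, applied in $W$, we have $[\mathcal{X},\mathcal{Y}]=[\mathcal{T}^-_{W,U},\mathcal{T}^+_{W,U}]$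 for some $U\in\mathsf{s}\tau\text{-}\mathsf{rigid}\,W$, and $J_W(U)=\mathcal{A}$. Since $\gamma(g^W_U)=\delta[0,\mathcal{X}]=m_0$, this is a morphism $(W,x)\to(\mathcal{A},xm_0)$. If $g^W_{U'}$ is another, then $\delta[0,\mathcal{T}^-_{W,U'}]=m_0$ by cancellation, so $\mathcal{T}^-_{W,U'}=\mathcal{X}$ by Lemma~\ref{lem:H} and $\mathcal{T}^+_{W,U'}=\mathcal{X}*\mathcal{A}=\mathcal{Y}$ by \eqref{eq:heart}. Lemma~\ref{lem:basic}(b) gives $U'=U$.
\end{proof}

For a general piece $\mathcal{D}[x,y]$ we separate the objects whose interval starts at $x$ from the others. The former all lie under one largest interval, because the letters dividing a given element form a semibrick. The latter are covered by smaller pieces.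

\begin{lemma}\label{lem:contractible}
The category $\mathcal{D}[x,y]$ is contractible for all $x\le y$ in $M$.
\end{lemma}

\begin{proof}
Write $y=xz$ and induct on $\|z\|$, for all $x$ at once. If $z=1$, the claim is Lemma~\ref{lem:initial} for $W=0$, since $\Delta_0=1$. Let $z\ne1$ and let $I_0\ne\emptyset$ be the set of letters $S$ with $S\le z$. By Corollary~\ref{cor:lcm}(c) it is a semibrick. For $I\subseteq I_0$ the category $\mathsf{Filt}(I)$ is an object of $\mathfrak{W}(\Lambda)$ by Lemma~\ref{lem:semibrick}(b); write $\Delta_I=\Delta_{\mathsf{Filt}(I)}$. By Corollary~\ref{cor:lcm}(c), $\Delta_I\le\Delta_{I_0}\le z$.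

\emph{Step 1.} Let $z'\in\{z,\Delta_{I_0}\}$, and let $\mathcal{N}(z')$ be the full subcategory of $\mathcal{D}[x,xz']$ on the objects $(\mathcal{A},m)$ with $m\ne x$. We show that it is contractible. For such an object, $m=xm_0$ with $1\ne m_0\le z'\le z$, so the first letter of a word for $m_0$ lies in $I_0$. Since also $S\le z'$ for all $S\in I_0$, we get $\mathcal{N}(z')=\bigcup_{S\in I_0}\mathcal{D}[xS,xz']$. For nonempty $I\subseteq I_0$, an element $m_0$ satisfies $S\le m_0$ for all $S\in I$ if and only if $\Delta_I\le m_0$, so $\bigcap_{S\in I}\mathcal{D}[xS,xz']=\mathcal{D}[x\Delta_I,xz']$. Writing $z'=\Delta_Iz''$, we have $\|z''\|<\|z'\|\le\|z\|$, so this category is contractible by induction. The gluing principle applies.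

\emph{Step 2.} Let $\mathcal{D}'=\mathcal{D}[x,x\Delta_{I_0}]\subseteq\mathcal{D}[x,y]$, which is contractible by Lemma~\ref{lem:initial}. An object of $\mathcal{D}[x,y]$ outside $\mathcal{N}(z)$ has the form $(\mathcal{A},x)$ with $\Delta_{\mathcal{A}}\le z$. Let $I$ be the semibrick of simple objects of $\mathcal{A}$, so $\mathcal{A}=\mathsf{Filt}(I)$. Each $S\in I$ satisfies $S\le\Delta_{\mathcal{A}}\le z$, so $I\subseteq I_0$ and $\Delta_{\mathcal{A}}=\Delta_I\le\Delta_{I_0}$. Hence $(\mathcal{A},x)\in\mathcal{D}'$. So $\mathcal{D}[x,y]$ is the union of the contractible cosieves $\mathcal{N}(z)$ and $\mathcal{D}'$, whose intersection $\mathcal{N}(\Delta_{I_0})$ is contractible by Step~1. The gluing principle finishes the proof.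
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:shrink}, $h(\mathcal{A},m)=m\Delta_{\mathcal{A}}$ defines a functor $h$ from $\mathcal{D}^{\mathrm{op}}$ to the poset $(M,\le)$. For $y\in M$ the comma category $h/y$ is $\mathcal{D}[1,y]^{\mathrm{op}}$, which is contractible by Lemma~\ref{lem:contractible}. By Theorem~A, $B\mathcal{D}\cong B\mathcal{D}^{\mathrm{op}}\simeq B(M,\le)$, and this poset has the least element $1$. So $\mathcal{D}=*\backslash\gamma$ is contractible, and Theorem~A applied to $\gamma$ gives $B\mathfrak{W}(\Lambda)\simeq BM$. By Corollary~\ref{cor:BM}, $B\mathfrak{W}(\Lambda)$ is a $K(G(\Lambda),1)$. A homotopy equivalence induces isomorphisms on cohomology with local coefficients, and these respect cup products for coefficients in $\mathbb{Z}$.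
\end{proof}

\section{Embeddings and cohomological dimension}\label{sec:byproducts}

\begin{proof}[Proof of Theorem~\ref{thm:byproducts}]
(a) This is Corollary~\ref{cor:BM}.

(b) Compose $\gamma$ with $M\to\mathrm{Gr}(M)$, where $\mathrm{Gr}(M)\cong G(\Lambda)$ is a one-object category with the same composition convention as $M$. (This convention gives the opposite group, which is isomorphic to the group by inversion.) Let $g^{\mathcal{A}}_U,g^{\mathcal{A}}_{U'}\colon\mathcal{A}\to\mathcal{A}'$ have the same image. By (a) they have the same image under $\gamma$, so $\mathcal{T}^-_{\mathcal{A},U}=\mathcal{T}^-_{\mathcal{A},U'}$ by Lemma~\ref{lem:H}. Both intervals have heart $\mathcal{A}'$, so their tops agree by \eqref{eq:heart}, and $U=U'$ by Lemma~\ref{lem:basic}(b).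

(c) Call a word a \emph{$W$-word} if all its letters lie in $W$, and let $M_W\subseteq M$ be the submonoid of elements represented by $W$-words. If $\{S,R\}\in\Omega$ and $S,R\in W$, then $\mathsf{Filt}(S,R)\subseteq W$ because $W$ is closed under extensions. So both sides of the relation for $\{S,R\}$ are $W$-words, and since $\theta$ depends only on the category $\mathsf{Filt}(S,R)$, this relation is one of the defining relations \eqref{eq:pres} of the picture monoid $M(W)$; all defining relations of $M(W)$ arise in this way. If an elementary move applies to a $W$-word, then the subword $S\theta(S,R)$ is a $W$-word with first letter $S$ and last letter $R$ (Lemma~\ref{lem:last}), so $S,R\in W$. Hence the move is a move for $M(W)$ and produces a $W$-word. Two conclusions follow: the natural map $M(W)\to M$ is injective with image $M_W$; and every word for an element of $M_W$ is a $W$-word, so that $xy\in M_W$ implies $x,y\in M_W$.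

Let $u,v$ be $W$-words with a common right multiple in $M$. By Lemma~\ref{lem:reversing}(ii) there is a word $v'$ for $u\backslash v$ whose letters are filtered by letters of $u$ and $v$. They lie in $W$, which is closed under extensions, so $u\vee v=uv'\in M_W$. For left multiples, use the isomorphism of Lemma~\ref{lem:duality}. It carries $M_W$ to the submonoid of $M(\Lambda^{\mathrm{op}})$ generated by the bricks in $DW$ and left multiples to right multiples. The subcategory $DW$ of $\mathsf{mod}\,\Lambda^{\mathrm{op}}$ is closed under extensions because $D$ is exact, so Lemma~\ref{lem:reversing}(ii) for $\Lambda^{\mathrm{op}}$ shows that left lcm's of elements of $M_W$ lie in $M_W$. By Proposition~\ref{prop:submonoid}, $\mathrm{Gr}(M(W))\to\mathrm{Gr}(M)$ is injective. Under the isomorphisms of Lemma~\ref{lem:path} this is the map $G(W)\to G(\Lambda)$, $X_S\mapsto X_S$.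

(d) A $\tau$-tilting finite module category has finitely many support $\tau$-rigid pairs, since by (F2) each is a summand of a support $\tau$-tilting pair. So $\mathfrak{W}(\Lambda)$ has finitely many objects and morphisms. A non-identity morphism $g^{\mathcal{A}}_U$ lowers the number of simple objects by $\mathrm{rk}(U)\ge1$, so a chain of non-identity morphisms has length at most $n$. Hence $B\mathfrak{W}(\Lambda)$ is a finite complex of dimension at most $n$, and a $K(G(\Lambda),1)$ by Theorem~\ref{thm:main}. This gives $\mathrm{cd}\,G(\Lambda)\le n$. Every subgroup has a covering of this complex as a finite-dimensional $K(\pi,1)$, while a nontrivial finite cyclic group has nonzero integral cohomology in infinitely many degrees; so $G(\Lambda)$ is torsion-free. For $\Lambda=k^n$ the bricks are the simple modules, and the only bricks in $\mathsf{Filt}(S,R)$ are $S$ and $R$, so $\theta(S,R)=R$ by Lemma~\ref{lem:last}. Thus $G(\Lambda)=\mathbb{Z}^n$, and $H^n(\mathbb{Z}^n;\mathbb{Z})=\mathbb{Z}$ because the $n$-torus is a $K(\mathbb{Z}^n,1)$.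
\end{proof}

The bound in (d) need not be attained: for the algebra of Example~\ref{ex:A2} we have $n=2$, while the group is free of rank two and has cohomological dimension $1$.

\begin{thebibliography}{9}

\bibitem{AIR} Adachi, Iyama and Reiten, Compos. Math., 2014.

\bibitem{DIJ} Demonet, Iyama and Jasso, IMRN, 2019.

\bibitem{DIRRT} Demonet, Iyama, Reading, Reiten and Thomas, \emph{Lattice theory of torsion classes}.

\bibitem{HI} Eric J. Hanson and Kiyoshi Igusa, \emph{$\tau$-Cluster Morphism Categories and Picture Groups}, arXiv:1809.08989 (2018).

\bibitem{Jasso} Jasso, IMRN, 2015.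

\bibitem{Quillen} Quillen, \emph{Higher algebraic K-theory I}.

\end{thebibliography}
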